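\title{Uniqueness of the self-similar $p$-energy on the Sierpi\'nski carpet}

\begin{abstract}
For $p\in(1,\infty)$, a self-similar $p$-energy on the planar Sierpi\'nski carpet is a functional that plays the role of $\int|\nabla f|^p$ and is characterized by a list of structural properties: homogeneity, uniform convexity, regularity, symmetry, self-similarity, unit contractivity and a spectral gap. These properties are known to determine the Sobolev space, and the energy up to two-sided bounds. We prove that they determine the energy up to a multiplicative constant, for every $p\in(1,\infty)$. The proof localizes the energy to measures on the symbolic space and combines two facts: a zero--one law for sets that are invariant with respect to all energy measures, and the fact that at almost every point the differentials of any two functions are proportional. The second fact also gives a representation of the energy as $\int|\partial f|^p\,d\nu$ with a linear, scalar-valued derivative $\partial$.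
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $S=\{0,1,2\}^2\setminus\{(1,1)\}$ and, for $i=(a,b)\in S$, let $F_i(x)=\frac13x+\frac13(a,b)$. The eight maps $F_i$ send $[0,1]^2$ onto the outer subsquares of side $\frac13$. The \emph{Sierpi\'nski carpet} is the unique nonempty compact set $K\subset[0,1]^2$ with $K=\bigcup_{i\in S}F_i(K)$; it carries the Euclidean metric. Let $m$ be the self-similar probability measure on $K$ (the normalized Hausdorff measure), that is, the unique Borel probability measure with $\int u\,dm=\frac18\sum_{i\in S}\int u\circ F_i\,dm$. The dihedral group $D_4$ of the eight isometries of $[0,1]^2$ leaves $K$ invariant. For $f\in L^1(K,m)$ write $f_K=\int_Kf\,dm$.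

The carpet is covered by $8^n$ squares of side $3^{-n}$, so it has area zero, and the integral $\int|\nabla f|^p\,dx$ sees nothing on it. One asks instead for a functional with the structural properties of this integral that respects the symmetry and the self-similarity of $K$.

\begin{definition}\label{def:energy}
Fix $p\in(1,\infty)$. A \emph{self-similar $p$-energy} on $K$ is a pair $(\mathcal E,\mathcal F)$, where $\mathcal F$ is a subspace of $L^p(K,m)$ and $\mathcal E\colon\mathcal F\to[0,\infty)$, with the following properties.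
\begin{itemize}
\item[(a)] $\{f\in\mathcal F:\mathcal E(f)=0\}=\{f\in L^p(K,m): f\text{ is constant }m\text{-a.e.}\}$, and $\mathcal E(f+a\mathbf 1_K)=\mathcal E(f)$, $\mathcal E(af)=|a|^p\mathcal E(f)$ for all $a\in\mathbb R$, $f\in\mathcal F$.
\item[(b)] $\mathcal E^{1/p}$ satisfies the triangle inequality on $\mathcal F$; $\|f\|_{\mathcal F}=(\|f\|_{L^p(m)}^p+\mathcal E(f))^{1/p}$ is a norm, and $(\mathcal F,\|\cdot\|_{\mathcal F})$ is a uniformly convex Banach space.
\item[(c)] (Regularity) $\mathcal F\cap C(K)$ is dense in $C(K)$ for the uniform norm and dense in $(\mathcal F,\|\cdot\|_{\mathcal F})$.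
\item[(d)] (Symmetry) $f\circ\Phi\in\mathcal F$ and $\mathcal E(f\circ\Phi)=\mathcal E(f)$ for all $\Phi\in D_4$, $f\in\mathcal F$.
\item[(e)] (Self-similarity) There is $\rho\in(0,\infty)$, the \emph{scaling constant}, such that $f\circ F_i\in\mathcal F$ for all $f\in\mathcal F$, $i\in S$, and $\rho\sum_{i\in S}\mathcal E(f\circ F_i)=\mathcal E(f)$. Moreover $\mathcal F\cap C(K)=\{f\in C(K):f\circ F_i\in\mathcal F\text{ for all }i\in S\}$.
\item[(f)] (Unit contractivity) $f^+\wedge1\in\mathcal F$ and $\mathcal E(f^+\wedge1)\le\mathcal E(f)$ for all $f\in\mathcal F$.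
\item[(g)] (Spectral gap) There is $C_{\rm gap}\in(0,\infty)$ with $\|f-f_K\|_{L^p(m)}^p\le C_{\rm gap}\mathcal E(f)$ for all $f\in\mathcal F$.
\end{itemize}
\end{definition}

A Banach space is uniformly convex if for every $\varepsilon>0$ there is $\delta>0$ such that $\|f\|,\|g\|\le1$ and $\|f-g\|\ge\varepsilon$ imply $\|\frac12(f+g)\|\le1-\delta$. We use this only through the Milman--Pettis theorem: uniformly convex Banach spaces are reflexive. Property (e) says that the energy is the sum of the energies in the eight cells, each cell being a copy of $K$ with the same conversion factor $\rho$, and that continuous functions can be glued from pieces of finite energy.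

The following facts are known, and we quote them without proof.

\begin{theorem}[known]\label{thm:known}
Let $p\in(1,\infty)$. There is a self-similar $p$-energy $(\mathcal E_p,\mathcal F_p)$ on $K$; call its scaling constant $\rho(p)$. If $(\mathcal E,\mathcal F)$ is any self-similar $p$-energy on $K$, then its scaling constant is $\rho(p)$, $\mathcal F=\mathcal F_p$, and there is $C\in[1,\infty)$ with $C^{-1}\mathcal E_p\le\mathcal E\le C\mathcal E_p$ on $\mathcal F_p$.
\end{theorem}

So (a)--(g) determine the Sobolev space, and they determine the energy up to a bi-Lipschitz change. A positive multiple of a self-similar $p$-energy is again one. The problem, which comes from the work of Murugan and Shimizu \cite{MS}, is to decide the conjecture that this is the only freedom.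

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $p\in(1,\infty)$ and let $(\mathcal E,\mathcal F)$ and $(\mathcal E',\mathcal F')$ be self-similar $p$-energies on $K$. Then $\mathcal F=\mathcal F'$ and there is $c\in(0,\infty)$ with $\mathcal E'=c\,\mathcal E$.
\end{theorem}

This follows from a rigidity statement in which much less is asked of the second functional.

\begin{theorem}[rigidity]\label{thm:rigid}
Let $(\mathcal E,\mathcal F)$ be a self-similar $p$-energy on $K$ with scaling constant $\rho$. Let $\mathcal E'\colon\mathcal F\to[0,\infty)$ be such that $(\mathcal E')^{1/p}$ is a seminorm, $\mathcal E'\le C'\mathcal E$ for some constant $C'$, $\mathcal E'(f\circ\Phi)=\mathcal E'(f)$ for all $\Phi\in D_4$, and $\mathcal E'(f)=\rho\sum_{i\in S}\mathcal E'(f\circ F_i)$, for all $f\in\mathcal F$. Then $\mathcal E'=c\,\mathcal E$ with a constant $c\ge0$.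
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:main} from Theorem \ref{thm:rigid}]
By Theorem \ref{thm:known}, $\mathcal F=\mathcal F'$, both scaling constants equal $\rho(p)$, and $C^{-1}\mathcal E\le\mathcal E'\le C\mathcal E$ for some $C$. So Theorem \ref{thm:rigid} applies and gives $\mathcal E'=c\,\mathcal E$. By (c), $\mathcal F$ contains a nonconstant continuous function, whose energy is positive by (a); the lower bound $\mathcal E'\ge C^{-1}\mathcal E$ then gives $c>0$.
\end{proof}

This is the only use of Theorem \ref{thm:known}; the rest of the paper uses (a)--(g) and textbook analysis. The method also gives the following complement, which is not needed for Theorem \ref{thm:main}.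

\begin{theorem}[linear derivative]\label{thm:deriv}
Let $(\mathcal E,\mathcal F)$ be a self-similar $p$-energy on $K$. There are a finite Borel measure $\nu$ on $S^{\mathbb N}$ and a linear map $\partial\colon\mathcal F\to L^p(\nu)$ with $\mathcal E(f)=\int|\partial f|^p\,d\nu$ for all $f\in\mathcal F$.
\end{theorem}

\subsection{Two model cases}\label{sec:models}

The interval and the square are self-similar as well, and the analog of Theorem \ref{thm:rigid} can be decided by hand for both.

\begin{example}[the interval: rigidity holds]\label{ex:interval}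
Let $F_0(x)=\frac x2$, $F_1(x)=\frac{x+1}2$ on $[0,1]$ and $\mathcal E(f)=\int_0^1|f'|^p\,dx$ on $W^{1,p}(0,1)$; here $\rho=2^{p-1}$. Let $(\mathcal E')^{1/p}$ be a seminorm with $\mathcal E'\le C'\mathcal E$ and $\mathcal E'(f)=\rho\sum_i\mathcal E'(f\circ F_i)$, and let $c=\mathcal E'(x)$. Constants have $\mathcal E'=0$, so $\mathcal E'(ax+b)=c|a|^p$. If $f$ is continuous and affine with slope $a_w$ on each dyadic interval $F_w([0,1])$ of length $2^{-n}$, then $f\circ F_w$ has slope $2^{-n}a_w$, and
\[
\mathcal E'(f)=2^{n(p-1)}\sum_w c\,2^{-np}|a_w|^p=c\sum_w2^{-n}|a_w|^p=c\,\mathcal E(f).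
\]
Such $f$ are dense in $W^{1,p}(0,1)$ (approximate $f'$ in $L^p$ by dyadic step functions), so $\mathcal E'=c\,\mathcal E$.
\end{example}

\begin{example}[the square: rigidity fails]\label{ex:square}
Take all nine maps $F_{(a,b)}$, $a,b\in\{0,1,2\}$, on $[0,1]^2$ and $\mathcal E(f)=\int|\nabla f|^p$ on $W^{1,p}((0,1)^2)$; here $\rho=3^{p-2}$. The functional $\mathcal E'(f)=\int\max(|\partial_1f|,|\partial_2f|)^p$ is the $p$-th power of a seminorm, $\mathcal E'\le\mathcal E$, and it is $D_4$-invariant and self-similar with the same $\rho$. But $\mathcal E'(x)=\mathcal E(x)=1$, while $\mathcal E'(x+y)=1\neq2^{p/2}=\mathcal E(x+y)$.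
\end{example}

In both examples a function looks, at small scales, like a linear function. On the interval the linear functions form a line, on which a seminorm is unique up to a factor. On the square they form a plane, and $D_4$ is too small to single out one norm on it. The carpet has the symmetry group of the square and contains segments in both coordinate directions, so one might expect it to behave like the square. A count of area points the other way. Let there be $N$ cells, let $H=(f,g)$ map the space to the plane, and suppose that the image of each cell $K_v$ of level $k$ has diameter at most a constant times $d_v=(\mathcal E(f\circ F_v)+\mathcal E(g\circ F_v))^{1/p}$. Self-similarity gives $\sum_vd_v^p=\rho^{-k}(\mathcal E(f)+\mathcal E(g))$, and for $p\ge2$ H\"older's inequality bounds the area of the image by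
\[
C\sum_vd_v^2\le C\big(N^{p/2-1}/\rho\big)^{2k/p}.
\]
For the square, $\rho=9^{p/2-1}$, and the bound does not decay, as it must not for $H(x,y)=(x,y)$. For the interval, $\rho=2^{p-1}>2^{p/2-1}$. For the carpet we show that $8\rho\ge3^p$, hence $\rho>8^{p/2-1}$: the carpet is on the side of the interval.

\subsection{Plan of the proof}

On the carpet we have no distinguished class of ``linear'' functions to compute with, so the argument of Example \ref{ex:interval} is replaced by three steps.

\emph{Localization} (Section \ref{sec:measures}). Self-similarity turns $\mathcal E(f)$ and $\mathcal E'(f)$ into measures $\Gamma_f$ and $\Gamma'_f\le C'\Gamma_f$ on the symbolic space $S^{\mathbb N}$. For a pair $(f,g)$, the densities of the measures $\Gamma_{\alpha_1f+\alpha_2g}$ define at almost every point a seminorm on $\mathbb R^2$, which plays the role of $\alpha\mapsto|\alpha_1\nabla f+\alpha_2\nabla g|$, and a chain rule holds.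

\emph{Index one} (Sections \ref{sec:boundary}--\ref{sec:contra}). This seminorm is almost nowhere a norm. It follows that the density $d\Gamma'_f/d\Gamma_f$ is one function $\Theta$ that does not depend on $f$; on the interval, this would say $\mathcal E'(f)=\int\Theta|f'|^p$. This step uses $\rho>8^{p/2-1}$, and it is the step that fails on the square.

\emph{Zero--one law} (Sections \ref{sec:invariant} and \ref{sec:sides}). The symmetry and the self-similarity of $\mathcal E'$ make the level sets of $\Theta$ invariant, and an invariant set carries either all of the energy or none of it. So $\Theta$ is constant (Section \ref{sec:rigid}).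

The hypotheses on $(\mathcal E,\mathcal F)$ enter as follows: (b) gives lower semicontinuity (Lemma \ref{lem:lsc}), which is the basic limiting tool; (c) reduces everything to continuous functions; (d) allows the reflections used to build cutoff functions and folds; (e) defines the measures and glues functions; (f) gives truncation and the chain rule; (g) gives a positive crossing capacity, compactness and telescoping estimates.

\begin{remark}
Self-similarity of $\mathcal E'$ cannot be dropped from Theorem \ref{thm:rigid}. The functional $\mathcal E'(f)=\|f-f_K\|^p_{L^p(m)}$ satisfies the other hypotheses by (g). If it were $c\,\mathcal E$, then $c>0$ and $\|\cdot\|_{\mathcal F}$ would be equivalent to the $L^p$ norm; since $\mathcal F\to L^p(m)$ is compact (Lemma \ref{lem:gap}), $\mathcal F$ would be finite-dimensional, against (c).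
\end{remark}

\section{Energy measures and their calculus}\label{sec:measures}

From now on $(\mathcal E,\mathcal F)$ is a fixed self-similar $p$-energy with scaling constant $\rho$, $\mathcal C=\mathcal F\cap C(K)$, and $p'=p/(p-1)$. The letters $C,c$ denote positive constants that may change from line to line.

\subsection{Words and cells}

Let $W_n=S^n$ ($W_0$ consists of the empty word) and $\Sigma=S^{\mathbb N}$ with the product topology. For a word $w$ of length $|w|$, the cylinder $[w]$ is the set of $\omega\in\Sigma$ with prefix $w$, and $wB=\{w\omega:\omega\in B\}$ for $B\subset\Sigma$. The prefix of length $n$ of $\omega$ is denoted $[\omega]_n$; the same symbol denotes its cylinder. For $w=w_1\dots w_n$ let $F_w=F_{w_1}\circ\dots\circ F_{w_n}$, $K_w=F_w(K)$, $Q_w=F_w([0,1]^2)$. The coding map $\pi\colon\Sigma\to K$, $\{\pi(\omega)\}=\bigcap_nK_{[\omega]_n}$, is continuous and onto, and $\pi(w\omega)=F_w(\pi\omega)$. If $w_k=(a_k,b_k)$, put $a(w)=\sum_ka_k3^{n-k}$ and $b(w)=\sum_kb_k3^{n-k}$ (column and row of $w$); then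 $Q_w=3^{-n}\big((a(w),b(w))+[0,1]^2\big)$. A pair $(a,b)\in\{0,\dots,3^n-1\}^2$ comes from a word in $W_n$ exactly when there is no position at which the ternary digits of $a$ and of $b$ are both $1$.

The left, right, bottom and top sides $\mathsf L,\mathsf R,\mathsf B,\mathsf T$ of $[0,1]^2$ lie in $K$ (a point $(0,y)$ is coded by letters $(0,b_k)$). Hence $\partial Q_w\subset K_w$, and for distinct $v,w\in W_n$ the set $K_v\cap K_w=Q_v\cap Q_w$ is empty, a common corner or a common side. For $w\in W_n$ let
\[
N(w)=\{v\in W_n:|a(v)-a(w)|\le1,\ |b(v)-b(w)|\le1\},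
\]
the set of $v\in W_n$ with $Q_v\cap Q_w\ne\emptyset$, and let $N^*(w)$ be defined with $2$ in place of $1$. Both relations are symmetric, $\#N(w)\le9$, $\#N^*(w)\le25$, and $N(v)\subset N^*(w)$ for $v\in N(w)$.

Let $R_1(x,y)=(1-x,y)$, $R_2(x,y)=(x,1-y)$, $J(x,y)=(y,x)$. Each $\Phi\in D_4$ permutes $S$ by the rule $\Phi\circ F_i=F_{\Phi i}\circ\Phi$; acting letterwise on words and on $\Sigma$, it satisfies $\Phi\circ F_w=F_{\Phi w}\circ\Phi$ and $\pi\circ\Phi=\Phi\circ\pi$.

Let $m_\Sigma$ be the uniform Bernoulli measure on $\Sigma$. Its image under $\pi$ is self-similar, hence equal to $m$, and $8^{|w|}\int_{[w]}u\circ\pi\,dm_\Sigma=(u\circ F_w)_K$. Since $\pi^{-1}\mathsf L$ consists of the sequences all of whose letters have the form $(0,b)$, $m(\mathsf L)=\lim(3/8)^n=0$. A point of $K$ on a grid line of level $n$ lies on the boundary of every $Q_z$, $z\in W_n$, that contains it, so symmetry and self-similarity give $m(K_v\cap K_w)=0$ for distinct $v,w\in W_n$, and $m(K_w)=8^{-n}$.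

Iterating (e) gives the rule by which all test functions below are built.

\medskip
\noindent\textbf{Gluing.} \emph{A function $u\in C(K)$ belongs to $\mathcal C$ if and only if $u\circ F_w\in\mathcal C$ for all $w\in W_n$, and then $\mathcal E(u)=\rho^n\sum_{w\in W_n}\mathcal E(u\circ F_w)$.}

\subsection{Energy measures}

We recall four facts about finite Borel measures on $\Sigma$. Cylinders are compact and open, and they generate the Borel $\sigma$-algebra.
\begin{itemize}
\item[(M1)] Numbers $\lambda([w])\ge0$ with $\lambda([w])=\sum_{i\in S}\lambda([wi])$ define a unique finite Borel measure.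
\item[(M2)] For Borel $B$ there are finite unions of cylinders $B_k$ with $\lambda(B\triangle B_k)\to0$.
\item[(M3)] If $\lambda_1([w])\le C\lambda_2([w])$ for all $w$, then $\lambda_1\le C\lambda_2$, because open sets are countable disjoint unions of cylinders and finite Borel measures on $\Sigma$ are outer regular.
\item[(M4)] (Martingale convergence) If $\lambda_1\ll\lambda$, then $\lambda_1([\omega]_n)/\lambda([\omega]_n)\to(d\lambda_1/d\lambda)(\omega)$ for $\lambda$-a.e.\ $\omega$; the same holds for signed $\lambda_1$.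
\end{itemize}

We work on $\Sigma$ rather than on $K$ because cylinders of the same length are disjoint while cells are not.

\begin{lemma}\label{lem:gamma}
For $f\in\mathcal F$ there is a unique finite Borel measure $\Gamma_f$ on $\Sigma$ with $\Gamma_f([w])=\rho^{|w|}\mathcal E(f\circ F_w)$. For $f,g\in\mathcal F$, $a\in\mathbb R$, words $w$, $\Phi\in D_4$ and Borel $B\subset\Sigma$,
\begin{gather}
\Gamma_f(\Sigma)=\mathcal E(f),\qquad\Gamma_{af}=|a|^p\Gamma_f,\qquad\Gamma_{f+a}=\Gamma_f,\notag\\
\Gamma_f(wB)=\rho^{|w|}\Gamma_{f\circ F_w}(B),\qquad\Gamma_{f\circ\Phi}(B)=\Gamma_f(\Phi B),\label{eq:scaling}\\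
\Gamma_{f+g}(B)^{1/p}\le\Gamma_f(B)^{1/p}+\Gamma_g(B)^{1/p}.\label{eq:triangle}
\end{gather}
\end{lemma}

\begin{proof}
Existence is (e) and (M1). The identities need only be checked on cylinders $B=[v]$, where they follow from (a), from $F_{wv}=F_w\circ F_v$, and from $\mathcal E(f\circ\Phi\circ F_v)=\mathcal E(f\circ F_{\Phi v}\circ\Phi)=\mathcal E(f\circ F_{\Phi v})$. A finite union of cylinders is a disjoint union of cylinders of one length $n$, and for it \eqref{eq:triangle} is the triangle inequality for $\mathcal E^{1/p}$ on each cell followed by Minkowski's inequality in $\ell^p$. For Borel $B$ use (M2) with $\lambda=\Gamma_f+\Gamma_g+\Gamma_{f+g}$.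
\end{proof}

So $f\mapsto\Gamma_f(B)^{1/p}$ is a seminorm bounded by $\mathcal E^{1/p}$. Two consequences are used throughout.
\begin{itemize}
\item[(P1)] $|\Gamma_f(B)^{1/p}-\Gamma_g(B)^{1/p}|\le\mathcal E(f-g)^{1/p}$. Hence, if $\Gamma_f(B)=0$ for all $f$ in a dense subset of $\mathcal F$, such as $\mathcal C$, then $\Gamma_f(B)=0$ for all $f\in\mathcal F$.
\item[(P2)] If $\Gamma_g,\Gamma_{f_1},\dots,\Gamma_{f_l}\ll\lambda$ and $\Gamma_g(B)^{1/p}\le\sum_ic_i\Gamma_{f_i}(B)^{1/p}$ for all cylinders $B\subset[v]$, then the same inequality holds $\lambda$-a.e.\ on $[v]$ for the $p$-th roots of the densities with respect to $\lambda$. (Divide by $\lambda([\omega]_n)^{1/p}$ and use (M4).)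
\end{itemize}

\subsection{Lower semicontinuity and composition}

\begin{lemma}[lower semicontinuity]\label{lem:lsc}
If $f_n\in\mathcal F$, $f_n\to f$ in $L^p(m)$ and $\sup_n\mathcal E(f_n)<\infty$, then $f\in\mathcal F$ and $\Gamma_f(B)\le\liminf_n\Gamma_{f_n}(B)$ for all Borel $B$.
\end{lemma}

\begin{proof}
The sequence is bounded in the reflexive space $\mathcal F$. Fix $B$, take a subsequence that realizes the lower limit, and a further subsequence that converges weakly in $\mathcal F$. The inclusion $\mathcal F\to L^p(m)$ is continuous, so the weak limit is $f$. A continuous seminorm is weakly lower semicontinuous (its sublevel sets are closed and convex), and $\Gamma_\cdot(B)^{1/p}$ is one.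
\end{proof}

\begin{lemma}[functions of one variable]\label{lem:onevar}
Let $u,v\in\mathcal F$, $t\in\mathbb R$, and let $B$ be Borel.
\begin{itemize}
\item[(i)] $(u-t)^+,\ u^+\wedge1,\ u\wedge v\in\mathcal F$, $\Gamma_{(u-t)^+}\le\Gamma_u$, $\Gamma_{u^+\wedge1}\le\Gamma_u$, and $\Gamma_{u\wedge v}(B)^{1/p}\le2\Gamma_u(B)^{1/p}+\Gamma_v(B)^{1/p}$.
\item[(ii)] If $a\le u\le b$ and $G\in C^2([a,b])$, then $G(u)\in\mathcal F$ and $\Gamma_{G(u)}(B)^{1/p}\le\big(|G'(a)|+\int_a^b|G''|\big)\Gamma_u(B)^{1/p}$.
\item[(iii)] If $0\le u,v\le1$, then $uv\in\mathcal F$ and $\Gamma_{uv}(B)^{1/p}\le\frac52\big(\Gamma_u(B)^{1/p}+\Gamma_v(B)^{1/p}\big)$.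
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $c>0$, (f) and homogeneity give $\mathcal E(u^+\wedge c)=c^p\mathcal E((u/c)^+\wedge1)\le\mathcal E(u)$. Letting $c\to\infty$, Lemma \ref{lem:lsc} gives $u^+\in\mathcal F$ and $\mathcal E(u^+)\le\mathcal E(u)$. Apply this to $u\circ F_w-t$, and (f) to $u\circ F_w$, and use (M3). Finally $u\wedge v=u-(u-v)^+$.

(ii) Taylor's formula reads $G(u)=G(a)+G'(a)(u-a)+\int_a^bG''(t)(u-t)^+\,dt$. The Riemann sums of the integral converge uniformly in the value of $u$. By \eqref{eq:triangle} and (i), a Riemann sum $\sum_jG''(t_j)\Delta_j(u-t_j)^+$ has $\Gamma(B)^{1/p}\le\sum_j|G''(t_j)|\Delta_j\,\Gamma_u(B)^{1/p}$, for the given $B$ and for $B=\Sigma$. Lemma \ref{lem:lsc} concludes.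

(iii) Write $uv=\frac14[(u+v)^2-(u-v)^2]$ and apply (ii) with $G(s)=s^2$ on $[0,2]$ (constant $4$) and on $[-1,1]$ (constant $6$).
\end{proof}

Property (f) concerns functions of one variable. To compose with a smooth function of several variables we write it, by Fourier inversion, as a superposition of one-variable functions of linear combinations. The estimate is stated at scale $d$, because the chain rule will apply it on small cells.

\begin{lemma}[functions of several variables]\label{lem:multivar}
Let $X=(u_1,\dots,u_l)\in\mathcal C^l$, $x_0\in\mathbb R^l$, $d>0$ with $|X-x_0|_\infty\le d$ on $K$, and let $G\in C^\infty(\mathbb R^l)$. Then $G(X)\in\mathcal C$, and for Borel $B$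
\[
\Gamma_{G(X)}(B)^{1/p}\le C_l\|G\|_{(d)}\sum_i\Gamma_{u_i}(B)^{1/p},\qquad\|G\|_{(d)}=\max_{1\le|\beta|\le l+3}d^{|\beta|-1}\sup_{|y-x_0|_\infty\le2d}|\partial^\beta G(y)|.
\]
\end{lemma}

\begin{proof}
Put $Y=(X-x_0)/d$, with values in $[-1,1]^l$, and $g(y)=\eta(y)\,d^{-1}[G(x_0+dy)-G(x_0)]$, where $\eta\in C_c^\infty((-2,2)^l)$ is fixed and equals $1$ on $[-1,1]^l$. Then $G(X)=G(x_0)+d\,g(Y)$. All derivatives of $g$ of order at most $l+3$ are bounded by $C\|G\|_{(d)}$ (for the bracket itself use the mean value theorem), and $g$ is supported in $(-2,2)^l$. Integration by parts gives $|\hat g(\zeta)|\le C\|G\|_{(d)}(1+|\zeta|)^{-l-3}$ for $\hat g(\zeta)=\int g(y)e^{-i\zeta\cdot y}dy$, and Fourier inversion gives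
\[
g(Y)=(2\pi)^{-l}\int_{\mathbb R^l}\big[\operatorname{Re}\hat g(\zeta)\cos(\zeta\cdot Y)-\operatorname{Im}\hat g(\zeta)\sin(\zeta\cdot Y)\big]\,d\zeta .
\]
The function $\zeta\cdot Y$ takes values in $[-|\zeta|_1,|\zeta|_1]$, so Lemma \ref{lem:onevar}(ii) and \eqref{eq:triangle} give
\[
\Gamma_{\cos(\zeta\cdot Y)}(B)^{1/p}\le(1+2|\zeta|_1)\,\Gamma_{\zeta\cdot Y}(B)^{1/p}\le(1+2|\zeta|_1)\,|\zeta|\,d^{-1}\sum_i\Gamma_{u_i}(B)^{1/p},
\]
and the same bound for the sine. Restrict the integral to $[-M,M]^l$. The integrand is continuous in $(\zeta,Y)$ on a compact set, so its Riemann sums converge uniformly on $K$; by \eqref{eq:triangle}, $\Gamma(B)^{1/p}$ of such a sum is at most the corresponding Riemann sum of $C|\hat g(\zeta)|(1+2|\zeta|_1)|\zeta|\,d^{-1}\sum_i\Gamma_{u_i}(B)^{1/p}$. Apply Lemma \ref{lem:lsc}, let $M\to\infty$ (again with uniform convergence), and apply it once more. Since $(1+|\zeta|)^{-l-1}$ is integrable, $\Gamma_{g(Y)}(B)^{1/p}\le C\|G\|_{(d)}d^{-1}\sum_i\Gamma_{u_i}(B)^{1/p}$.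
\end{proof}

\subsection{The infinitesimal seminorm and the chain rule}

On the square, $\Gamma_{\alpha\cdot X}$ has density $|\sum_i\alpha_i\nabla u_i|^p$, which at each point is the $p$-th power of a seminorm in $\alpha$. This structure survives without gradients.

\begin{lemma}\label{lem:seminorm}
Let $X=(u_1,\dots,u_l)\in\mathcal F^l$ and let $\lambda$ be a finite Borel measure on $\Sigma$ with $\Gamma_{u_i}\ll\lambda$ for all $i$. There are functions $\varphi_\omega\colon\mathbb R^l\to[0,\infty)$, $\omega\in\Sigma$, such that each $\varphi_\omega^{1/p}$ is a seminorm and, for each $\alpha\in\mathbb R^l$, $\omega\mapsto\varphi_\omega(\alpha)$ is a Borel version of $d\Gamma_{\alpha\cdot X}/d\lambda$. Two such families agree on all of $\mathbb R^l$ for $\lambda$-a.e.\ $\omega$.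
\end{lemma}

\begin{proof}
By \eqref{eq:triangle}, $\Gamma_{\alpha\cdot X}\ll\lambda$; let $k_\alpha$ be a finite Borel version of the density. By (P2) and homogeneity, off one $\lambda$-null Borel set we have $k_{\alpha+\alpha'}^{1/p}\le k_\alpha^{1/p}+k_{\alpha'}^{1/p}$ and $k_{r\alpha}=|r|^pk_\alpha$ for all $\alpha,\alpha'\in\mathbb Q^l$, $r\in\mathbb Q$. There $\alpha\mapsto k_\alpha(\omega)^{1/p}$ is Lipschitz on $\mathbb Q^l$, because $|k_\alpha^{1/p}-k_{\alpha'}^{1/p}|\le\sum_i|\alpha_i-\alpha'_i|k_{e_i}^{1/p}$, and it extends to a seminorm $\varphi_\omega^{1/p}$ on $\mathbb R^l$; on the null set put $\varphi_\omega=0$. For real $\alpha$ the same Lipschitz inequality holds a.e.\ for all $\alpha'\in\mathbb Q^l$ at once, by (P2); letting $\alpha'\to\alpha$ gives $k_\alpha=\varphi_\cdot(\alpha)$ a.e. Two families agree a.e.\ on $\mathbb Q^l$, hence on $\mathbb R^l$ by continuity.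
\end{proof}

We call $\varphi_\omega$ the \emph{infinitesimal energy of $X$ with respect to $\lambda$}. The proof uses only that $f\mapsto\Gamma_f(B)^{1/p}$ is a seminorm for each $B$. The uniqueness statement gives compatibility rules that we use freely: if $\lambda\ll\widetilde\lambda$, the infinitesimal energy with respect to $\widetilde\lambda$ is $\varphi_\omega\cdot d\lambda/d\widetilde\lambda$; and if $X'=AX$ for a matrix $A$, the infinitesimal energy of $X'$ is $\alpha\mapsto\varphi_\omega(A^{\mathsf T}\alpha)$.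

\begin{lemma}[chain rule]\label{lem:chain}
Let $X\in\mathcal C^l$, $\lambda$ and $\varphi_\omega$ be as in Lemma \ref{lem:seminorm}, and $G\in C^\infty(\mathbb R^l)$. Then $\Gamma_{G(X)}\ll\lambda$ and
\[
\frac{d\Gamma_{G(X)}}{d\lambda}(\omega)=\varphi_\omega\big(\nabla G(X(\pi\omega))\big)\quad\text{for $\lambda$-a.e.\ }\omega.
\]
\end{lemma}

\begin{proof}
Lemma \ref{lem:multivar} gives $G(X)\in\mathcal C$ and $\Gamma_{G(X)}\ll\lambda$. For $w\in W_n$ let $x_w=X(F_w(0,0))$ and $d_n=\frac1n+\max_{w\in W_n}\max_{K_w}|X-x_w|_\infty$, so that $d_n\to0$ by uniform continuity. Let $G_w(y)=G(y)-\nabla G(x_w)\cdot y$. On $|y-x_w|_\infty\le2d_n$ the first derivatives of $G_w$ are $O(d_n)$, and the higher ones are bounded and carry a factor $d_n^{|\beta|-1}$; so $\|G_w\|_{(d_n)}\le C_Gd_n$. Lemma \ref{lem:multivar} for $X\circ F_w$, $x_0=x_w$, $d=d_n$, together with \eqref{eq:scaling}, gives $\Gamma_{G_w(X)}(B)^{1/p}\le Cd_n\sum_i\Gamma_{u_i}(B)^{1/p}$ for Borel $B\subset[w]$. Since $G(X)=\nabla G(x_w)\cdot X+G_w(X)$, \eqref{eq:triangle}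 and (P2) give, a.e.\ on $[w]$,
\[
\Big|\Big(\frac{d\Gamma_{G(X)}}{d\lambda}\Big)^{1/p}-\varphi_\omega(\nabla G(x_w))^{1/p}\Big|\le Cd_n\sum_i\varphi_\omega(e_i)^{1/p}.
\]
Take $w=[\omega]_n$ and let $n\to\infty$; then $x_w\to X(\pi\omega)$, and $\varphi_\omega$ is continuous.
\end{proof}

\section{Invariant sets, cutoff functions and the bound $8\rho\ge3^p$}\label{sec:invariant}

\subsection{Invariant sets and the crossing capacity}

For $i\in S$ and $A\subset\Sigma$ let $i^{-1}A=\{\omega:i\omega\in A\}$.

\begin{definition}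
A Borel set $A\subset\Sigma$ is \emph{invariant} if $\Gamma_f(A\triangle i^{-1}A)=0=\Gamma_f(A\triangle\Phi A)$ for all $f\in\mathcal F$, $i\in S$, $\Phi\in D_4$. We put $\mathcal E_A(f)=\Gamma_f(A)$.
\end{definition}

The set $\Sigma$ is invariant, with $\mathcal E_\Sigma=\mathcal E$, and the complement of an invariant set is invariant. The part $\mathcal E_A$ of the energy inherits most of the structure of $\mathcal E$: $\mathcal E_A^{1/p}$ is a seminorm, $\mathcal E_A\le\mathcal E$, $\mathcal E_A(f\circ\Phi)=\Gamma_f(\Phi A)=\mathcal E_A(f)$, Lemmas \ref{lem:lsc} and \ref{lem:onevar} apply with $B=A$, and $\mathcal E_A$ is self-similar: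
\begin{equation}\label{eq:EA}
\Gamma_f(A\cap[w])=\rho^{|w|}\mathcal E_A(f\circ F_w),\qquad\mathcal E_A(f)=\rho^n\sum_{w\in W_n}\mathcal E_A(f\circ F_w).
\end{equation}
Indeed $A\cap[iw]=i(i^{-1}A\cap[w])$, so \eqref{eq:scaling} and invariance give $\Gamma_f(A\cap[iw])=\rho\,\Gamma_{f\circ F_i}(A\cap[w])$, and the first identity follows by induction on $|w|$; the second is the sum of the first.

What $\mathcal E_A$ does not inherit is nondegeneracy: (a) and (g) are not available for it. We measure its nondegeneracy by one number. A \emph{competitor} is a function $h\in\mathcal C$ with $0\le h\le1$, $h|_{\mathsf L}=0$, $h|_{\mathsf R}=1$, and the \emph{crossing capacity} of $A$ is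
\[
\kappa_A=\inf\{\mathcal E_A(h):h\text{ a competitor}\}.
\]
Competitors exist: by (c) there is $v\in\mathcal C$ with $|v-x|\le\frac14$ on $K$, where $x$ is the first coordinate, and $(2v-\frac12)^+\wedge1$ is a competitor.

\begin{lemma}\label{lem:kappa}
$\kappa_\Sigma>0$.
\end{lemma}

\begin{proof}
Let $h$ be a competitor. Define $u=0$ on the cells $K_{(0,b)}$, $u=1$ on the cells $K_{(2,b)}$, and $u\circ F_{(1,b)}=h$ for $b=0,2$. The two middle cells meet the left column only in their left sides, where $h=0$, and the right column only in their right sides, where $h=1$; so $u$ is continuous, and gluing gives $\mathcal E(u)=2\rho\,\mathcal E(h)$. As $u=0$ and $u=1$ on sets of measure at least $\frac38$, on one of which $|u-u_K|\ge\frac12$, (g) gives $\frac38 2^{-p}\le2\rho\,C_{\rm gap}\mathcal E(h)$.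
\end{proof}

\subsection{Cutoff functions}

From one competitor we build, by reflection, a partition of unity at every level whose energy is controlled by that of the competitor, simultaneously for all invariant sets.

\begin{lemma}\label{lem:cutoff}
Let $h$ be a competitor and $n\ge1$. There are $\chi_w,\Psi_w\in\mathcal C$, $w\in W_n$, depending only on $h$ and $w$, with values in $[0,1]$, vanishing on $K_v$ for $v\in W_n\setminus N(w)$, such that $\chi_w=1$ on $K_w$, $\sum_{w\in W_n}\Psi_w=1$, and for every invariant $A$: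
\begin{itemize}
\item[(i)] $\mathcal E_A(\chi_w\circ F_v)\le3^p\mathcal E_A(h)$ for all $v\in W_n$;
\item[(ii)] for real numbers $(c_w)_{w\in W_n}$ and $U=\sum_wc_w\Psi_w$,
\begin{equation}\label{eq:interp}
\mathcal E_A(U)\le C\,\mathcal E_A(h)\,\rho^n\sum_{v\in W_n}\sum_{w\in N(v)}|c_w-c_v|^p,\qquad C=C(p).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
Define $\chi'_w$ column by column: for $v\in W_n$, $\chi'_w\circ F_v$ is $1$ if $a(v)=a(w)$, is $0$ if $|a(v)-a(w)|\ge2$, is $h\circ R_2^{b(v)}$ if $a(v)=a(w)-1$, and is $h\circ R_1\circ R_2^{b(v)}$ if $a(v)=a(w)+1$. In two consecutive rows, the lower one even, the pattern around column $a(w)$ is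
\[
\begin{array}{c|c|c|c|c}
0&h\circ R_2&1&h\circ R_1\circ R_2&0\\\hline
0&h&1&h\circ R_1&0
\end{array}
\]
on those squares that are cells. The definitions agree on intersections of cells. On a vertical grid line all cells give the same constant: $1$ on the two lines that bound column $a(w)$ and $0$ on the others; this covers vertical sides and corners. Across a horizontal side they agree because $R_2^{b+1}(t,0)=R_2^b(t,1)$. So $\chi'_w\in\mathcal C$ by gluing and (d). Let $\chi''_w=\chi'_{Jw}\circ J$, the same construction with rows in place of columns: since $\chi''_w\circ F_v=\chi'_{Jw}\circ F_{Jv}\circ J$ and $a(Jv)=b(v)$, it is $1$ on row $b(w)$ and $0$ on the rows at distance at least $2$. Put $\chi_w=\chi'_w\wedge\chi''_w$. On each cell, $\chi'_w$ and $\chi''_w$ are constants or images of $h$ under $D_4$, so (i) follows from Lemma \ref{lem:onevar}(i).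

Let $s=\sum_w\chi_w$ and $\Psi_w=\chi_w/s$. On $K_v$ only the terms $w\in N(v)$ are nonzero and $\chi_v=1$, so $1\le s\le9$ and $\mathcal E_A(s\circ F_v)^{1/p}\le27\,\mathcal E_A(h)^{1/p}$. Lemma \ref{lem:onevar}(ii) with $G(s)=1/s$ on $[1,9]$ (constant at most $2$) and then (iii) give $\mathcal E_A(\Psi_w\circ F_v)^{1/p}\le\frac52(3+54)\,\mathcal E_A(h)^{1/p}$. Finally $U\circ F_v=c_v+\sum_{w\in N(v)}(c_w-c_v)\Psi_w\circ F_v$; apply the triangle inequality, H\"older's inequality for at most nine terms, and \eqref{eq:EA}.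
\end{proof}

\begin{proposition}\label{prop:rho}
$8\rho\ge3^p$. In particular $8\rho>1$ and $\rho>8^{p/2-1}$.
\end{proposition}

\begin{proof}
Take $A=\Sigma$, a fixed competitor, and let $c_w$ be the first coordinate of the center of $Q_w$. Then $|c_w-c_v|\le3^{-n}$ for $w\in N(v)$, so $U_n=\sum_{w\in W_n}c_w\Psi_w$ has $\mathcal E(U_n)\le C(8\rho3^{-p})^n$ by \eqref{eq:interp}. On $K_v$, $U_n$ is a convex combination of the $c_w$, $w\in N(v)$, so $U_n\to x$ uniformly. If $8\rho<3^p$, Lemma \ref{lem:lsc} gives $x\in\mathcal F$ and $\mathcal E(x)=0$, against (a). The last claim is $3^p=9^{p/2}>8^{p/2}$.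
\end{proof}

\subsection{Consequences of the spectral gap}

\begin{lemma}\label{lem:gap}
Let $C_{\rm tel}=(8C_{\rm gap})^{1/p}$.
\begin{itemize}
\item[(i)] \emph{(Compactness)} The inclusion $\mathcal F\to L^p(m)$ is compact. Every bounded sequence in $\mathcal F$ has a subsequence that converges weakly in $\mathcal F$ and strongly in $L^p(m)$.
\item[(ii)] \emph{(Telescoping)} For $u\in\mathcal F$, $|u(\pi\omega)-u_K|\le C_{\rm tel}\sum_{k\ge0}\mathcal E(u\circ F_{[\omega]_k})^{1/p}$ for $m_\Sigma$-a.e.\ $\omega$, and for every $\omega$ if $u\in\mathcal C$.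
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $P_kf=\sum_{w\in W_k}(f\circ F_w)_K\mathbf 1_{K_w}$, a bounded operator of finite rank on $L^p(m)$. By (g) and (e),
\[
\|f-P_kf\|_{L^p}^p=8^{-k}\sum_{w\in W_k}\|f\circ F_w-(f\circ F_w)_K\|_{L^p}^p\le C_{\rm gap}(8\rho)^{-k}\mathcal E(f).
\]
As $8\rho>1$, the inclusion is a norm limit of operators of finite rank. The second statement adds reflexivity.

(ii) For $f\in\mathcal F$ and $i\in S$, Jensen's inequality, the self-similarity of $m$ and (g) give $|(f\circ F_i)_K-f_K|^p\le\int|f\circ F_i-f_K|^pdm\le8\|f-f_K\|^p_{L^p}\le8C_{\rm gap}\mathcal E(f)$. Apply this to $f=u\circ F_{[\omega]_k}$ and sum. The means $(u\circ F_{[\omega]_k})_K$ are the averages of $u\circ\pi$ over $[\omega]_k$, which converge to $u(\pi\omega)$ a.e.\ by (M4), and everywhere if $u$ is continuous.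
\end{proof}

\section{Side averages and the zero--one law}\label{sec:sides}

We want to show that $\mathcal E_{A'}\le C\kappa_{A'}\kappa_A^{-1}\mathcal E_A$ whenever $\kappa_A>0$. The upper bound \eqref{eq:interp} controls $\mathcal E_{A'}$ of an interpolant by a discrete energy. So we need numbers $c_w$ that represent $u$ on $K_w$ and whose differences between neighbors are controlled by $\mathcal E_A$. Cell means would require (g) for $\mathcal E_A$, which we do not have; all we know is $\kappa_A>0$. In the models this information takes a linear form: on the interval $|u(1)-u(0)|\le\mathcal E(u)^{1/p}$, and on the square $|\int_0^1u(1,t)\,dt-\int_0^1u(0,t)\,dt|\le\int|\partial_1u|\le\mathcal E(u)^{1/p}$. Duality produces such averages in general, and averages over sides have the advantage that adjacent cells share them.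

\begin{lemma}\label{lem:sides}
Let $A$ be invariant with $\kappa_A>0$. There is a Borel probability measure $\xi=\xi_A$ on $[0,1]$ such that, with
\[
[u]_{\mathsf L}=\int u(0,t)\,d\xi,\quad[u]_{\mathsf R}=\int u(1,t)\,d\xi,\quad[u]_{\mathsf B}=\int u(t,0)\,d\xi,\quad[u]_{\mathsf T}=\int u(t,1)\,d\xi,
\]
we have $|[u]_s-[u]_{s'}|\le6\,\kappa_A^{-1/p}\mathcal E_A(u)^{1/p}$ for all $u\in\mathcal C$ and all sides $s,s'$.
\end{lemma}

\begin{proof}
\emph{Opposite sides.} Let $\mathcal N=\kappa_A^{-1/p}\mathcal E_A^{1/p}$, a $D_4$-invariant seminorm on $\mathcal C$, and $\delta(u)=\min_{\mathsf R}u-\max_{\mathsf L}u$, which is superadditive and positively homogeneous. Then $\delta\le\mathcal N$: if $\delta(u)>0$, the function $((u-\max_{\mathsf L}u)/\delta(u))^+\wedge1$ is a competitor, so $\kappa_A\le\delta(u)^{-p}\mathcal E_A(u)$. We insert a linear functional between $\delta$ and $\mathcal N$. Let $q(u)=\inf_{v\in\mathcal C}\{\mathcal N(u+v)-\delta(v)\}$. It is finite, because $\mathcal N(u+v)-\delta(v)\ge\mathcal N(u+v)-\mathcal N(v)\ge-\mathcal N(u)$;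 it is positively homogeneous with $q(0)=0$; and it is subadditive, because $\mathcal N(u_1+u_2+v_1+v_2)-\delta(v_1+v_2)\le\sum_j(\mathcal N(u_j+v_j)-\delta(v_j))$. The Hahn--Banach theorem gives a linear $\ell\le q$ on $\mathcal C$. The choice $v=0$ gives $\ell\le\mathcal N$, and $\ell(-v)\le q(-v)\le-\delta(v)$ gives $\ell\ge\delta$. Applying the latter to $\pm u$,
\begin{equation}\label{eq:twosided}
\min_{\mathsf R}u-\max_{\mathsf L}u\le\ell(u)\le\max_{\mathsf R}u-\min_{\mathsf L}u .
\end{equation}
So $\ell(u)$ depends only on $u|_{\mathsf L\cup\mathsf R}$, and $|\ell(u)|\le2\max_{\mathsf L\cup\mathsf R}|u|$. Restrictions of functions in $\mathcal C$ are dense in $C(\mathsf L\cup\mathsf R)$ by Tietze's theorem and (c), so $\ell$ extends to $C(\mathsf L\cup\mathsf R)$ with \eqref{eq:twosided}. By \eqref{eq:twosided}, $\ell\ge0$ on functions that are $\ge0$ on $\mathsf R$ and $0$ on $\mathsf L$, $\ell\ge0$ on functions that are $\le0$ on $\mathsf L$ and $0$ on $\mathsf R$, and $\ell(\mathbf 1_{\mathsf R})=\ell(-\mathbf 1_{\mathsf L})=1$.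 The Riesz representation theorem gives probability measures $\xi_{\mathsf R},\xi_{\mathsf L}$ on $[0,1]$ with $\ell(u)=\int u(1,t)\,d\xi_{\mathsf R}-\int u(0,t)\,d\xi_{\mathsf L}$. With $\xi=\frac12(\xi_{\mathsf R}+\xi_{\mathsf L})$,
\[
[u]_{\mathsf R}-[u]_{\mathsf L}=\tfrac12\big(\ell(u)+\ell(-u\circ R_1)\big)\le\mathcal N(u).
\]
Replacing $u$ by $-u$ gives $|[u]_{\mathsf R}-[u]_{\mathsf L}|\le\mathcal N(u)$, and replacing $u$ by $u\circ J$ gives $|[u]_{\mathsf T}-[u]_{\mathsf B}|\le\mathcal N(u)$.

\emph{Adjacent sides.} The function $\hat u=u-u\circ J$ satisfies $[\hat u]_{\mathsf L}=[u]_{\mathsf L}-[u]_{\mathsf B}$ and vanishes on the diagonal $\{x=y\}$. We would like to set it to zero below the diagonal and apply the estimate for $\mathsf L,\mathsf R$. Gluing only allows cutting along cells, so we first make the function vanish near the diagonal. Let $\hat u_\varepsilon=(\hat u-\varepsilon)^+-(-\hat u-\varepsilon)^+$; then $\mathcal N(\hat u_\varepsilon)\le2\mathcal N(\hat u)\le4\mathcal N(u)$. If $Q_w$, $w\in W_n$, meets the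 diagonal, then $|a(w)-b(w)|\le1$ and a corner of $Q_w$, which is a point of $K_w$, lies on the diagonal. By uniform continuity, for large $n$ we have $|\hat u|\le\varepsilon$, that is $\hat u_\varepsilon=0$, on all such $K_w$. Let $v=\hat u_\varepsilon$ on $\{y\ge x\}$ and $v=0$ on $\{y<x\}$. The other cells of level $n$ lie on one side of the diagonal, so each $v\circ F_w$ is $0$ or $\hat u_\varepsilon\circ F_w$. Hence $v$ is continuous, $v\in\mathcal C$ by gluing, and $\mathcal N(v)\le\mathcal N(\hat u_\varepsilon)$ by \eqref{eq:EA}. Since $v=0$ on $\mathsf R$ and $v=\hat u_\varepsilon$ on $\mathsf L$, $|[\hat u_\varepsilon]_{\mathsf L}|=|[v]_{\mathsf L}-[v]_{\mathsf R}|\le4\mathcal N(u)$, and $\varepsilon\to0$ gives $|[u]_{\mathsf L}-[u]_{\mathsf B}|\le4\mathcal N(u)$. The chain $\mathsf R,\mathsf L,\mathsf B,\mathsf T$ has total constant $1+4+1=6$.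
\end{proof}

Given $\xi$, define for $u\in C(K)$ and $w\in W_n$
\[
\operatorname{osc}_w(u)=\max_{s,s'}\big|[u\circ F_w]_s-[u\circ F_w]_{s'}\big|,\quad[u]_w=\frac14\sum_s[u\circ F_w]_s,\quad\mathcal O_n(u)=\rho^n\sum_{w\in W_n}\operatorname{osc}_w(u)^p,
\]
and write $\operatorname{osc}$ for the case of the empty word. For $\xi=\xi_A$, Lemma \ref{lem:sides} and \eqref{eq:EA} give
\begin{equation}\label{eq:On}
\mathcal O_n(u)\le6^p\kappa_A^{-1}\mathcal E_A(u)\qquad(u\in\mathcal C).
\end{equation}
Side averages compare cells with a common side. Cells with only a common corner are connected through a third cell.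

\begin{lemma}\label{lem:corner}
If $v,w\in W_n$ share only a corner, some $z\in W_n$ shares a side with both.
\end{lemma}

\begin{proof}
After a reflection $R_1$ and an exchange of $v$ and $w$, the two cells have positions $(a,b)$ and $(a+1,b+1)$. Write $a_k$ for the $k$-th ternary digit of $a$. Suppose that neither $(a+1,b)$ nor $(a,b+1)$ is a cell. Then there is $k$ with $(a+1)_k=b_k=1$. Since $(a,b)$ is a cell, $a_k\ne1$; adding $1$ changes the $k$-th digit to $1$, so $a_k=0$ and $a_j=2$ for all $j>k$. There is also $l$ with $a_l=(b+1)_l=1$. Since $(a+1,b+1)$ is a cell, $(a+1)_l\ne1$; so adding $1$ changes the $l$-th digit, and $a_j=2$ for all $j>l$. Now $a_k=0$ and $a_l=1$ exclude $k=l$, $k>l$ and $l>k$.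
\end{proof}

If $v,w\in W_n$ share a side, then $F_v$ and $F_w$ differ by a translation and parametrize that side in the same way, so its average is the same for both cells, and $|[u]_v-[u]_w|\le\operatorname{osc}_v(u)+\operatorname{osc}_w(u)$. With Lemma \ref{lem:corner}, $|[u]_v-[u]_w|\le2\sum_{z\in N(v)}\operatorname{osc}_z(u)$ for all $w\in N(v)$, and therefore
\begin{equation}\label{eq:discrete}
\sum_{v\in W_n}\sum_{w\in N(v)}|[u]_v-[u]_w|^p\le2^p9^{p+1}\sum_{z\in W_n}\operatorname{osc}_z(u)^p .
\end{equation}

\begin{proposition}\label{prop:compare}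
There is $C=C(p)$ such that for invariant sets $A,A'$ with $\kappa_A>0$,
\[
\mathcal E_{A'}(u)\le C\,\kappa_{A'}\kappa_A^{-1}\mathcal E_A(u)\qquad(u\in\mathcal C).
\]
Moreover, with $\xi=\xi_\Sigma$ there is a constant $C_*$ such that
\begin{equation}\label{eq:discretization}
\mathcal O_n(u)\le C_*\mathcal E(u)\ \text{ for all }n,\qquad\mathcal E(u)\le C_*\liminf_n\mathcal O_n(u)\qquad(u\in\mathcal C).
\end{equation}
\end{proposition}

\begin{proof}
Use $\xi=\xi_A$. Let $\epsilon>0$, let $h$ be a competitor with $\mathcal E_{A'}(h)\le\kappa_{A'}+\epsilon$, let $\Psi_w$ be built from $h$, and put $U_n=\sum_{w\in W_n}[u]_w\Psi_w$. On $K_v$, $U_n$ is a convex combination of the numbers $[u]_w\in[\min_{K_w}u,\max_{K_w}u]$, $w\in N(v)$, so $U_n\to u$ uniformly. By \eqref{eq:interp}, for $A'$ and for $\Sigma$, and \eqref{eq:discrete},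
\[
\mathcal E_{A'}(U_n)\le C(\kappa_{A'}+\epsilon)\mathcal O_n(u),\qquad\mathcal E(U_n)\le C\,\mathcal E(h)\,\mathcal O_n(u).
\]
The second bound and \eqref{eq:On} give $\sup_n\mathcal E(U_n)<\infty$, so Lemma \ref{lem:lsc} with $B=A'$ gives $\mathcal E_{A'}(u)\le C(\kappa_{A'}+\epsilon)\liminf_n\mathcal O_n(u)$. With \eqref{eq:On} and $\epsilon\to0$ this is the first claim. For $A=A'=\Sigma$, which is allowed by Lemma \ref{lem:kappa}, it is the second half of \eqref{eq:discretization}, and \eqref{eq:On} is the first half.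
\end{proof}

A comparison of total energies becomes, by self-similarity, a comparison of measures on every cylinder; two measures carried by complementary sets are comparable only if one vanishes.

\begin{proposition}[zero--one law]\label{prop:01}
If $A$ is invariant, then either $\Gamma_f(A)=0$ for all $f\in\mathcal F$, or $\Gamma_f(A^c)=0$ for all $f\in\mathcal F$.
\end{proposition}

\begin{proof}
If $\kappa_A=0$, Proposition \ref{prop:compare} for the pair $(\Sigma,A)$ gives $\mathcal E_A=0$ on $\mathcal C$, hence on $\mathcal F$ by (P1). The same holds for $A^c$. If $\kappa_A,\kappa_{A^c}>0$, then $\mathcal E_A\le C\mathcal E_{A^c}$ on $\mathcal C$. For $u\in\mathcal C$, apply this to $u\circ F_w$ and use \eqref{eq:EA}: $\Gamma_u(A\cap[w])\le C\,\Gamma_u(A^c\cap[w])$ for all $w$. By (M3), $\Gamma_u(A\cap B)\le C\,\Gamma_u(A^c\cap B)$ for Borel $B$, and $B=A$ gives $\Gamma_u(A)=0$; conclude with (P1).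
\end{proof}

\section{Cell boundaries carry no energy}\label{sec:boundary}

The index-one argument needs cutoff functions, and these live not on a cylinder but on the \emph{blocks}
\[
\mathcal B_w=\bigcup_{v\in N(w)}[v],\qquad\mathcal B^*_w=\bigcup_{v\in N^*(w)}[v].
\]
Blocks are small in $K$ but not in $\Sigma$: neighboring cells may have addresses that differ in the first letter. This happens at arbitrarily small scales only near cell boundaries. Let
\[
Z=\bigcup_{w}w\,\pi^{-1}\big(\partial[0,1]^2\big)=\{\omega:\pi\omega\in\partial Q_{[\omega]_k}\text{ for some }k\ge0\}.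
\]

\begin{lemma}\label{lem:boundary}
\begin{itemize}
\item[(i)] $\Gamma_f(Z)=0$ for all $f\in\mathcal F$.
\item[(ii)] If $\omega\in[v]\setminus Z$, then $\mathcal B^*_{[\omega]_n}\subset[v]$ for all large $n$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:scaling} and (P1) it suffices to prove $\Gamma_u(\pi^{-1}\mathsf L)=0$ for $u\in\mathcal C$. We fold $u$ so that its values near $\mathsf L$ are no longer used; the energy on $\pi^{-1}\mathsf L$ is lost while the function hardly changes, and lower semicontinuity forbids this. Let $S_n=\bigcup\{[v]:v\in W_n,\ a(v)=0\}$; these sets decrease to $\pi^{-1}\mathsf L$. With $\epsilon=3^{-n-1}$ let $\vartheta(x)=x+2\epsilon$ on $[0,\epsilon]$, $\vartheta(x)=4\epsilon-x$ on $[\epsilon,2\epsilon]$, $\vartheta(x)=x$ for $x\ge2\epsilon$; this is continuous. The map $(x,y)\mapsto(\vartheta(x),y)$ is the identity on $K_v$ for $v\in W_n$ with $a(v)\ge1$. For $a(v)=0$ it sends $K_{v(a,b)}$ onto $K_{v(2,b)}$, by a translation if $a=0$, a reflection if $a=1$, and the identity if $a=2$.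 So it maps $K$ to $K$, and $u_n(x,y)=u(\vartheta(x),y)$ satisfies $u_n\circ F_{v(a,b)}=u\circ F_{v(2,b)}$ or $u\circ F_{v(2,b)}\circ R_1$ there. By gluing, $u_n\in\mathcal C$; each $[v(2,b)]\subset S_n\setminus S_{n+1}$ is used at most three times, so
\[
\mathcal E(u_n)\le\Gamma_u(\Sigma\setminus S_n)+3\Gamma_u(S_n\setminus S_{n+1})\longrightarrow\mathcal E(u)-\Gamma_u(\pi^{-1}\mathsf L).
\]
Since $|\vartheta(x)-x|\le2\epsilon$, $u_n\to u$ uniformly, and Lemma \ref{lem:lsc} gives $\Gamma_u(\pi^{-1}\mathsf L)=0$.

(ii) Here $\pi\omega$ is an interior point of $Q_v$. The squares $Q_z$, $z\in N^*([\omega]_n)$, lie within distance $5\cdot3^{-n}$ of $\pi\omega$, hence in $Q_v$ for large $n$; squares of level $|v|$ have disjoint interiors, so $z$ extends $v$.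
\end{proof}

\section{Index one: statement and differentiation along blocks}\label{sec:index}

\begin{proposition}[index one]\label{prop:index}
Let $f,g\in\mathcal C$, $H=(f,g)$, $\mu=\Gamma_f+\Gamma_g$, and let $\varphi_\omega$ be the infinitesimal energy of $H$ with respect to $\mu$. Then for $\mu$-a.e.\ $\omega$ there is $\alpha\in\mathbb R^2\setminus\{0\}$ with $\varphi_\omega(\alpha)=0$.
\end{proposition}

The proof occupies Sections \ref{sec:index}--\ref{sec:contra}; $f,g,H,\mu,\varphi_\omega$ are fixed. For $\mu$-a.e.\ $\omega$,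
\begin{equation}\label{eq:phibound}
\varphi_\omega(e_1)+\varphi_\omega(e_2)=1,\qquad\text{hence}\qquad\varphi_\omega(\alpha)^{1/p}\le|\alpha_1|+|\alpha_2|\le2|\alpha| .
\end{equation}

\subsection{The idea in the model cases}\label{sec:idea}

Suppose that $\varphi_\omega^{1/p}$ is a norm on a set of positive measure. We blow up at such a point and push the energy forward by $H$ to a measure $\sigma$ on the plane. We show that $\sigma$ is absolutely continuous, and we play this against the area count of Section \ref{sec:models}.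

To see why $\sigma$ should be regular, take the square, $H(y)=y$, and let $\varphi$ be the $p$-th power of a norm, differentiable at $\alpha$ with gradient $V$. Let $\chi$ be smooth with compact support in the open square, let $\theta\ge0$ be smooth with $\theta(0)=0$ and $|\theta'|\le C\theta^{1/p'}$, and put $\sigma=\theta(\chi)\,dy$, $\tau=|\nabla\chi|^p\,dy$. For $\psi\in C_c^\infty(\mathbb R^2)$ and $\zeta=\psi\,\theta(\chi)$, Jensen's inequality gives $\int\varphi(\alpha+t\nabla\zeta)\,dy\ge\varphi(\alpha)$: linear functions minimize the energy. The first variation at $t=0$ is $\int V\cdot\nabla\zeta\,dy=0$, that is,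
\[
\Big|\int V\cdot\nabla\psi\,d\sigma\Big|=\Big|\int\psi\,\theta'(\chi)\,V\cdot\nabla\chi\,dy\Big|\le C|V|\Big(\int|\psi|\,d\tau\Big)^{1/p}\Big(\int|\psi|\,d\sigma\Big)^{1/p'} .
\]
So the distributional derivative of $\sigma$ in the direction $V$ is a measure. For a norm the gradients $V$ span the plane, and a finite measure in the plane with both derivatives finite measures is absolutely continuous. For the interval with $H(x)=(x,0)$ we have $\varphi(\alpha)=|\alpha_1|^p$, every $V$ is parallel to $e_1$, only $\partial_1\sigma$ is controlled, and indeed $\sigma$ lives on a line.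

The computation uses only minimality and the chain rule. On the carpet, $\alpha\cdot H$ is an arbitrary function and minimizes nothing. But it is minimal \emph{asymptotically}, at small scales around almost every point: if a fixed fraction of energy could be saved by small perturbations on many small disjoint blocks, we would get a sequence converging uniformly to $\alpha\cdot H$ with strictly smaller energy, against Lemma \ref{lem:lsc}. To run this argument we need a covering theorem for blocks, and we do not know that $\mu$ is doubling. We therefore work along selected scales.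

\subsection{Good words}

Use $\xi=\xi_\Sigma$ and let $o_w=\operatorname{osc}_w(f)+\operatorname{osc}_w(g)$. By Lemma \ref{lem:sides},
\begin{equation}\label{eq:ow}
\rho^{|w|}o_w^p\le C_1\mu([w]),\qquad C_1=2^{p-1}6^p\kappa_\Sigma^{-1}.
\end{equation}
Let $\Lambda=4C_*(1+50C_1)$, with $C_*$ from \eqref{eq:discretization}. A word $w$ is \emph{good} if
\[
\mu([w])>0,\qquad\mu(\mathcal B_w^*)\le\Lambda\mu([w]),\qquad\mu([w])\le\Lambda\rho^{|w|}o_w^p .
\]
The second condition is a doubling property at $w$. The third reverses \eqref{eq:ow}: the energy in $K_w$ is visible in the side averages. It will make the perturbations uniformly small and the blow-up limit nonconstant.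

\begin{lemma}\label{lem:good}
The set $\mathcal G$ of $\omega$ with infinitely many good prefixes has $\mu(\mathcal G^c)=0$.
\end{lemma}

\begin{proof}
Fix $v\in W_k$ with $\mu([v])>0$; sums below run over the $w\in W_n$ that extend $v$. Since $\operatorname{osc}_z(f\circ F_v)=\operatorname{osc}_{vz}(f)$, \eqref{eq:discretization} for $f\circ F_v$ and $g\circ F_v$ gives $\mu([v])\le C_*\liminf_n\sum_w\rho^no_w^p$, so $\sum_w\rho^no_w^p\ge\mu([v])/(2C_*)$ for large $n$. We bound the contribution of the words that are not good. Words with $\mu([w])=0$ have $o_w=0$. Words with $\mu([w])>\Lambda\rho^no_w^p$ contribute at most $\Lambda^{-1}\mu([v])$. By \eqref{eq:ow}, words with $\mu(\mathcal B^*_w)>\Lambda\mu([w])$ contribute at most $C_1\Lambda^{-1}\sum_w\mu(\mathcal B_w^*)\le25C_1\Lambda^{-1}\mu(V_n)$, where $V_n=\bigcup_w\mathcal B^*_w$. If $\omega\notin Z$ lies in $[v']$ with $v'\in W_k$, $v'\ne v$, then by Lemma \ref{lem:boundary}(ii) no $w\in N^*([\omega]_n)$ extends $v$ for large $n$, so $\omega\notin V_n$ for large $n$. Since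 $\mu(Z)=0$, $\mu(V_n\setminus[v])\to0$, and $\mu(V_n)\le2\mu([v])$ for large $n$. The total contribution is then at most $(1+50C_1)\Lambda^{-1}\mu([v])=\mu([v])/(4C_*)$. By \eqref{eq:ow}, the union $G_n$ of the good cylinders of level $n$ in $[v]$ has $\mu(G_n)\ge c_0\mu([v])$ for large $n$, with $c_0=1/(4C_*C_1)$. Hence $\mu(\mathcal G\cap[v])=\mu(\limsup_nG_n)\ge c_0\mu([v])$ for every $v$. By (M4), $\mathbf 1_{\mathcal G}\ge c_0$ $\mu$-a.e.
\end{proof}

\begin{lemma}[selection]\label{lem:select}
Let $\mathcal W$ be a set of good words and $\Omega$ a Borel set each of whose points has a prefix in $\mathcal W$. There is $\mathcal W'\subset\mathcal W$ such that the blocks $\mathcal B_w$, $w\in\mathcal W'$, are pairwise disjoint and $\mu(\Omega)\le\Lambda\sum_{w\in\mathcal W'}\mu([w])$.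
\end{lemma}

\begin{proof}
List $\mathcal W$ by nondecreasing length and go through the list, selecting $w$ if $\mathcal B_w$ is disjoint from the blocks selected before. If $w'$ is not selected, $\mathcal B_{w'}$ meets $\mathcal B_w$ for a selected $w$ with $|w|\le|w'|$; so some $v\in N(w)$ is a prefix of some $v'\in N(w')$. Let $z$ be the prefix of $w'$ of length $|w|$. Then $Q_z\supset Q_{w'}$ meets $Q_{v'}\subset Q_v$, so $z\in N(v)\subset N^*(w)$ and $[w']\subset\mathcal B^*_w$. Hence $\Omega\subset\bigcup_{\mathcal W'}\mathcal B^*_w$, and $\mu(\mathcal B_w^*)\le\Lambda\mu([w])$.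
\end{proof}

\begin{lemma}[differentiation]\label{lem:diff}
For $\Xi\in L^1(\mu)$ and $\mu$-a.e.\ $\omega\in\mathcal G$,
\[
\frac1{\mu(\mathcal B_{[\omega]_n})}\int_{\mathcal B_{[\omega]_n}}|\Xi-\Xi(\omega)|\,d\mu\to0\quad\text{as $n\to\infty$ with $[\omega]_n$ good.}
\]
\end{lemma}

\begin{proof}
Let $\mathcal M\Xi(\omega)$ be the supremum of $\mu(\mathcal B_w)^{-1}\int_{\mathcal B_w}|\Xi|\,d\mu$ over the good prefixes $w$ of $\omega$. Lemma \ref{lem:select}, applied to the good words with $\int_{\mathcal B_w}|\Xi|\,d\mu>t\mu(\mathcal B_w)$, gives $\mu(\mathcal M\Xi>t)\le\Lambda\sum_{\mathcal W'}\mu(\mathcal B_w)\le\Lambda t^{-1}\|\Xi\|_{L^1(\mu)}$. Let $\Xi'$ be a finite linear combination of indicators of cylinders; these are dense in $L^1(\mu)$. For $\omega\notin Z$, $\Xi'=\Xi'(\omega)$ on $\mathcal B_{[\omega]_n}$ for large $n$ by Lemma \ref{lem:boundary}(ii), so the upper limit of the averages in the statement is at most $\mathcal M(\Xi-\Xi')(\omega)+|\Xi-\Xi'|(\omega)$. It exceeds $2t$ on a set of measure at most $(\Lambda+1)t^{-1}\|\Xi-\Xi'\|_{L^1(\mu)}$,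 which is arbitrarily small.
\end{proof}

\subsection{Asymptotic minimality}

For a good word $w\in W_n$, $n\ge1$, normalize $H$ on the block:
\[
\lambda_w=\big(\rho^{-n}\mu(\mathcal B_w)\big)^{1/p}>0,\qquad c_w=\big((f\circ F_w)_K,(g\circ F_w)_K\big),\qquad H_w=(H-c_w)/\lambda_w .
\]
By goodness, $\lambda_w^p\le\Lambda\rho^{-n}\mu([w])\le\Lambda^2o_w^p$, and $o_w$ is at most the sum of the ordinary oscillations of $f$ and $g$ on $K_w$. Hence
\begin{equation}\label{eq:lambda}
\lambda_w\le\Lambda^{2/p}o_w,\qquad\max\{\lambda_w:w\in W_n\text{ good}\}\to0\quad(n\to\infty).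
\end{equation}
Fix a competitor $h$ and the functions $\chi_w$ of Lemma \ref{lem:cutoff}. The measure $\Gamma_{\chi_w}$ is carried by $\mathcal B_w$ and has mass at most $C_0\rho^n$, $C_0=9\cdot3^p\mathcal E(h)$, so
\begin{equation}\label{eq:chimass}
\lambda_w^p\,\Gamma_{\chi_w}(\Sigma)\le C_0\,\mu(\mathcal B_w).
\end{equation}
Let $b(s)=e^{-1/s}\mathbf 1_{s>0}$, $\theta_0(s)=b(s)/(b(s)+b(1-s))$ and $\theta=\theta_0^p$. Both $\theta_0$ and $\theta=b(s)^p(b(s)+b(1-s))^{-p}$ are smooth, because $b^p=e^{-p/s}\mathbf 1_{s>0}$ is smooth and the denominator is positive. They take values in $[0,1]$, vanish on $(-\infty,0]$, equal $1$ on $[1,\infty)$, and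
\begin{equation}\label{eq:theta}
|\theta'|=p\,\theta_0^{p-1}|\theta_0'|\le C\theta^{1/p'} .
\end{equation}
For $\psi\in C_c^\infty(\mathbb R^2)$ and $\alpha\in\mathbb R^2$ define the perturbation and the relative change of energy
\[
\Pi_w\psi=\lambda_w\,\psi(H_w)\,\theta(\chi_w),\qquad\Delta_w(\alpha,\psi)=\frac{\Gamma_{\alpha\cdot H+\Pi_w\psi}(\mathcal B_w)-\Gamma_{\alpha\cdot H}(\mathcal B_w)}{\mu(\mathcal B_w)} .
\]
The function $\Pi_w\psi$ is in $\mathcal C$ by Lemma \ref{lem:multivar}, is linear in $\psi$, and vanishes on $K_v$ for $v\in W_n\setminus N(w)$.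

We compute densities with the chain rule for $X=(f,g,\chi_w)$ and $\widetilde\mu=\mu+\Gamma_{\chi_w}$. Let $\mathfrak a=d\mu/d\widetilde\mu$, $\mathfrak b=d\Gamma_{\chi_w}/d\widetilde\mu$, and let $\widetilde\varphi_\omega$ be the infinitesimal energy of $X$. By the compatibility rules, $\widetilde\varphi_\omega(\alpha',0)=\varphi_\omega(\alpha')\,\mathfrak a$ for all $\alpha'\in\mathbb R^2$ and $\widetilde\varphi_\omega(0,0,1)=\mathfrak b$, $\widetilde\mu$-a.e. The gradient of $(y,s)\mapsto\alpha\cdot y+\lambda_w\psi((y-c_w)/\lambda_w)\theta(s)$ is $(\alpha+\theta\nabla\psi,\ \lambda_w\psi\theta')$. The triangle inequality for $\widetilde\varphi_\omega^{1/p}$ gives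
\begin{equation}\label{eq:density}
\frac{d\Gamma_{\alpha\cdot H+\Pi_w\psi}}{d\widetilde\mu}\le(A_1+A_2)^p,\qquad
\begin{aligned}
A_1&=\big[\varphi_\omega\big(\alpha+\theta(\chi_w)\nabla\psi(H_w)\big)\,\mathfrak a\big]^{1/p},\\
A_2&=\lambda_w|\psi(H_w)|\,|\theta'(\chi_w)|\,\mathfrak b^{1/p},
\end{aligned}
\end{equation}
where functions on $K$ are evaluated at $\pi\omega$. For $\alpha=0$, Minkowski's inequality, \eqref{eq:phibound} and \eqref{eq:chimass} give $(\Gamma_{\Pi_w\psi}(\mathcal B_w)/\mu(\mathcal B_w))^{1/p}\le2\|\nabla\psi\|_\infty+C\,C_0^{1/p}\|\psi\|_\infty\le C\|\psi\|_{C^1}$, where $\|\psi\|_{C^1}=\|\psi\|_\infty+\|\nabla\psi\|_\infty$. So the quantity $\gamma_w(\alpha,\psi)=(\Gamma_{\alpha\cdot H+\Pi_w\psi}(\mathcal B_w)/\mu(\mathcal B_w))^{1/p}$ satisfies, by \eqref{eq:triangle},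
\begin{equation}\label{eq:lip}
|\gamma_w(\alpha,\psi)-\gamma_w(\alpha',\psi')|\le2|\alpha-\alpha'|+C\|\psi-\psi'\|_{C^1},\qquad\gamma_w(0,0)=0,
\end{equation}
with $C$ independent of $w$.

\begin{lemma}[asymptotic minimality]\label{lem:minimal}
For $\mu$-a.e.\ $\omega\in\mathcal G$,
\[
\liminf_{n\to\infty,\ [\omega]_n\text{ good}}\Delta_{[\omega]_n}(\alpha,\psi)\ge0\qquad\text{for all }\alpha\in\mathbb R^2,\ \psi\in C_c^\infty(\mathbb R^2).
\]
\end{lemma}

\begin{proof}
Fix $(\alpha,\psi)$ first. Suppose that for some $\varepsilon>0$ the Borel set $\Omega_\varepsilon$ of $\omega$ with $\Delta_w(\alpha,\psi)\le-\varepsilon$ for infinitely many good prefixes $w$ has positive measure. For $n_0\ge1$ apply Lemma \ref{lem:select} to $\{w\text{ good}:|w|\ge n_0,\ \Delta_w\le-\varepsilon\}$, and keep a finite subfamily $\mathcal W_0$ with $\Lambda\sum_{\mathcal W_0}\mu([w])\ge\frac12\mu(\Omega_\varepsilon)$. Let $u_{n_0}=\alpha\cdot H+\sum_{w\in\mathcal W_0}\Pi_w\psi\in\mathcal C$.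

If $[z]\cap\mathcal B_w=\emptyset$ for a word $z$, then $\Pi_w\psi=0$ on $K_z$: for $|w|\le|z|$ the prefix of $z$ of length $|w|$ is not in $N(w)$, and for $|w|>|z|$ no extension of $z$ of length $|w|$ is in $N(w)$. The blocks are disjoint, so $u_{n_0}=\alpha\cdot H+\Pi_w\psi$ on $K_v$ for $v\in N(w)$, $w\in\mathcal W_0$, and $u_{n_0}=\alpha\cdot H$ on the cells $K_z$, $|z|=\max_{\mathcal W_0}|w|$, with $[z]$ outside all blocks. These cylinders $[v]$ and $[z]$ partition $\Sigma$, so
\[
\mathcal E(u_{n_0})=\mathcal E(\alpha\cdot H)+\sum_{w\in\mathcal W_0}\mu(\mathcal B_w)\Delta_w(\alpha,\psi)\le\mathcal E(\alpha\cdot H)-\frac{\varepsilon\,\mu(\Omega_\varepsilon)}{2\Lambda}.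
\]
Also $\Pi_w\psi(\pi\omega)\ne0$ forces $\omega\in\mathcal B_w$, so at each point at most one perturbation is nonzero, and $\|u_{n_0}-\alpha\cdot H\|_\infty\le\|\psi\|_\infty\max_{\mathcal W_0}\lambda_w\to0$ as $n_0\to\infty$ by \eqref{eq:lambda}. This contradicts Lemma \ref{lem:lsc}. So the claim holds a.e.\ for each fixed $(\alpha,\psi)$.

Since $\Delta_w(\alpha,\psi)=\gamma_w(\alpha,\psi)^p-\gamma_w(\alpha,0)^p$, \eqref{eq:lip} shows that the functions $\Delta_w$ are Lipschitz on bounded sets for the norm $|\alpha|+\|\psi\|_{C^1}$, uniformly in $w$. The space $C_c^\infty(\mathbb R^2)$ is separable in the $C^1$ norm, because $\psi\mapsto(\psi,\partial_1\psi,\partial_2\psi)$ embeds it in the separable space $C_0(\mathbb R^2)^3$. The null set for a countable dense set of parameters therefore serves all parameters.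
\end{proof}

\section{Index one: the blow-up}\label{sec:blowup}

Let $Y=\{\omega:\varphi_\omega^{1/p}\text{ is a norm}\}=\{\omega:\inf_{\alpha\in\mathbb Q^2,\,1\le|\alpha|\le2}\varphi_\omega(\alpha)>0\}$, a Borel set. \emph{In this section and the next we assume that Proposition \ref{prop:index} fails, that is, $\mu(Y)>0$}, and we derive a contradiction.

Fix $\omega_0\in Y\cap\mathcal G$ at which \eqref{eq:phibound} and the conclusion of Lemma \ref{lem:minimal} hold, and at which the conclusion of Lemma \ref{lem:diff} holds for $\Xi(\omega)=\varphi_\omega(\alpha)$, for every $\alpha\in\mathbb Q^2$. Let $n$ run through the levels at which $w=[\omega_0]_n$ is good, and put $\varphi_0=\varphi_{\omega_0}$, $\mu_n=\mu|_{\mathcal B_w}/\mu(\mathcal B_w)$. We pass to subsequences without changing notation.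

On the blocks, $\varphi_\omega$ is asymptotically the fixed function $\varphi_0$: for every $M$,
\begin{equation}\label{eq:freeze}
\int\sup_{|\alpha|\le M}|\varphi_\omega(\alpha)-\varphi_0(\alpha)|\,d\mu_n\to0 .
\end{equation}
Indeed, by \eqref{eq:phibound} the $\varphi_\omega^{1/p}$ are $2$-Lipschitz, so the $\varphi_\omega$ have a common Lipschitz constant $L_M$ on $\{|\alpha|\le M+1\}$. If $\alpha_1,\dots,\alpha_J$ are rational points of that disk within distance $\eta$ of every point of $\{|\alpha|\le M\}$, the supremum is at most $2L_M\eta+\sum_j|\varphi_\omega(\alpha_j)-\varphi_0(\alpha_j)|$, and the integral of the sum tends to $0$.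

\subsection{The image measure}

Define measures on $\mathbb R^2$ by
\[
\sigma_n=(H_w\circ\pi)_*\big(\theta(\chi_w\circ\pi)\,\mu_n\big),\qquad\tau_n=(H_w\circ\pi)_*\big(\lambda_w^p\mu(\mathcal B_w)^{-1}\Gamma_{\chi_w}\big),
\]
of mass at most $1$ and, by \eqref{eq:chimass}, at most $C_0$. Along a subsequence they converge vaguely (that is, against $C_c(\mathbb R^2)$) to finite measures $\sigma$ and $\tau$.

\begin{lemma}\label{lem:ibp}
There is $C$ such that for $i=1,2$ and all $\psi\in C_c^\infty(\mathbb R^2)$,
\begin{equation}\label{eq:ibp}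
\Big|\int\partial_i\psi\,d\sigma\Big|\le C\Big(\int|\psi|\,d\tau\Big)^{1/p}\Big(\int|\psi|\,d\sigma\Big)^{1/p'} .
\end{equation}
\end{lemma}

\begin{proof}
Fix $\alpha$ and $\psi$, let $t>0$ with $t\|\nabla\psi\|_\infty\le1$, and use \eqref{eq:density} with $t\psi$ in place of $\psi$. The mean value theorem gives $(A_1+A_2)^p\le A_1^p+p\,2^{p-1}(A_2A_1^{p-1}+A_2^p)$. Here $A_1\le2(|\alpha|+1)\mathfrak a^{1/p}$, so \eqref{eq:theta} and the splitting $|\psi|=|\psi|^{1/p}|\psi|^{1/p'}$ give
\[
A_2A_1^{p-1}\le C_\alpha t\,\big(\lambda_w^p|\psi(H_w)|\,\mathfrak b\big)^{1/p}\big(|\psi(H_w)|\,\theta(\chi_w)\,\mathfrak a\big)^{1/p'},\qquad A_2^p\le C_\psi t^p\lambda_w^p\,\mathfrak b,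
\]
with $C_\alpha$ independent of $\psi,t,n$, and $C_\psi$ independent of $t,n$. Integrate over $\mathcal B_w$ against $\widetilde\mu$, divide by $\mu(\mathcal B_w)$, and use H\"older's inequality and \eqref{eq:chimass}:
\begin{multline*}
\Delta_w(\alpha,t\psi)\le\int\big[\varphi_\omega\big(\alpha+t\theta(\chi_w)\nabla\psi(H_w)\big)-\varphi_\omega(\alpha)\big]d\mu_n\\+C_\alpha t\Big(\int|\psi|\,d\tau_n\Big)^{1/p}\Big(\int|\psi|\,d\sigma_n\Big)^{1/p'}+C_\psi t^p .
\end{multline*}
By \eqref{eq:freeze}, replacing $\varphi_\omega$ by $\varphi_0$ costs an error that tends to $0$ as $n\to\infty$. Suppose that $\varphi_0$ is differentiable at $\alpha$, with gradient $V$. Then $\varphi_0(\alpha+\beta)-\varphi_0(\alpha)=V\cdot\beta+o(|\beta|)$ with $|\beta|\le t\|\nabla\psi\|_\infty$, so the integral with $\varphi_0$ equals $t\int V\cdot\nabla\psi\,d\sigma_n+o(t)$, with $o(t)$ uniform in $n$. Let $n\to\infty$ and use Lemma \ref{lem:minimal}: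
\[
0\le t\int V\cdot\nabla\psi\,d\sigma+o(t)+C_\alpha t\Big(\int|\psi|\,d\tau\Big)^{1/p}\Big(\int|\psi|\,d\sigma\Big)^{1/p'}+C_\psi t^p .
\]
Divide by $t$, let $t\downarrow0$ (here $p>1$ is used), and apply the result to $\pm\psi$. This gives \eqref{eq:ibp} with $V\cdot\nabla\psi$ in place of $\partial_i\psi$.

It remains to find two linearly independent gradients; this is where $\omega_0\in Y$ is used. The function $\varphi_0$ is convex, hence locally Lipschitz and differentiable a.e. At a point of differentiability, $\varphi_0(s\alpha)=s^p\varphi_0(\alpha)$ gives $V\cdot\alpha=p\,\varphi_0(\alpha)$. If all gradients were orthogonal to some $\beta\ne0$, take points of differentiability $\alpha_j\to\beta$, with bounded gradients $V_j$; then $p\,\varphi_0(\alpha_j)=V_j\cdot(\alpha_j-\beta)\to0$, so $\varphi_0(\beta)=0$, which is impossible for a norm.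
\end{proof}

We recall the Gagliardo--Nirenberg--Sobolev inequality in the plane: $\|u\|_{L^{2r/(2-r)}}\le C_r\|\nabla u\|_{L^r}$ for $u\in W^{1,r}(\mathbb R^2)$, $1\le r<2$.

\begin{lemma}\label{lem:density}
Let $\sigma,\tau$ be finite Borel measures on $\mathbb R^2$ that satisfy \eqref{eq:ibp}. Then $\sigma=D\,dy$ with $0\le D\in W^{1,1}(\mathbb R^2)$. If $p<2$, then $D\in L^q(\mathbb R^2)$ with $q=\frac2{2-p}$.
\end{lemma}

\begin{proof}
By \eqref{eq:ibp}, $|\int\partial_i\psi\,d\sigma|\le C\|\psi\|_\infty$, so by the Riesz representation theorem the distributional derivatives $\partial_i\sigma$ are finite signed measures. The mollifications $\sigma*\eta_\varepsilon$ are bounded in $W^{1,1}(\mathbb R^2)$, hence in $L^2$ (case $r=1$); a weak $L^2$ limit point coincides with the vague limit $\sigma$. So $\sigma=D\,dy$ with $D\ge0$ in $L^1$. For open $O$, the supremum of \eqref{eq:ibp} over $\psi\in C_c^\infty(O)$, $|\psi|\le1$, gives $|\partial_i\sigma|(O)\le C\tau(O)^{1/p}\sigma(O)^{1/p'}$, and outer regularity extends this to Borel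 sets. So $\partial_i\sigma\ll\sigma$, and $D\in W^{1,1}(\mathbb R^2)$. Apply the estimate to disks, divide by their area, and let the radius tend to $0$: Lebesgue's differentiation theorem gives $|\nabla D|\le C\tau_a^{1/p}D^{1/p'}$ a.e., where $\tau_a\in L^1$ is the density of the absolutely continuous part of $\tau$.

This says formally that $\nabla(D^{1/p})\in L^p$. For $\varepsilon>0$ let $D_\varepsilon=(D+\varepsilon)^{1/p}-\varepsilon^{1/p}$, so $0\le D_\varepsilon\le D^{1/p}\in L^p$. The chain rule for a $C^1$ function with bounded derivative composed with a $W^{1,1}$ function gives $|\nabla D_\varepsilon|=\frac1p(D+\varepsilon)^{-1/p'}|\nabla D|\le C\tau_a^{1/p}\in L^p$. For $p<2$ the case $r=p$ bounds $\|D_\varepsilon\|_{L^{2p/(2-p)}}$ uniformly in $\varepsilon$, and Fatou's lemma gives $D^{1/p}\in L^{2p/(2-p)}$.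
\end{proof}

\subsection{The limit map}

Pull the central cell back to unit size: $\widetilde H_n=H_w\circ F_w=(\tilde f_n,\tilde g_n)\in\mathcal C^2$. Both components have mean zero, and
\begin{equation}\label{eq:unitenergy}
\mathcal E(\tilde f_n)+\mathcal E(\tilde g_n)=\lambda_w^{-p}\rho^{-n}\mu([w])=\mu([w])/\mu(\mathcal B_w)\in[\Lambda^{-1},1].
\end{equation}
By (g) and Lemma \ref{lem:gap}(i), along a subsequence $\widetilde H_n\to\widetilde H=(\tilde f,\tilde g)\in\mathcal F^2$, weakly in $\mathcal F$ and strongly in $L^p(m)$.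

\begin{lemma}\label{lem:limit}
\begin{itemize}
\item[(i)] $\widetilde H$ is not $m$-a.e.\ constant.
\item[(ii)] For $\psi\in C_c^\infty(\mathbb R^2)$, $\psi(\widetilde H)\in\mathcal F$ and $\mathcal E(\psi(\widetilde H))\le2^p\int|\nabla\psi|^pD\,dy$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Energy may be lost in a weak limit, so \eqref{eq:unitenergy} is not enough; side averages are not lost. By \eqref{eq:lambda}, $\operatorname{osc}(\tilde f_n)+\operatorname{osc}(\tilde g_n)=o_w/\lambda_w\ge\Lambda^{-2/p}$. So for one component, say the first, and two sides $s,s'$, fixed along a subsequence, $|[\tilde f_n]_s-[\tilde f_n]_{s'}|\ge\frac12\Lambda^{-2/p}$. By Lemma \ref{lem:sides} and (c), $u\mapsto[u]_s-[u]_{s'}$ extends from $\mathcal C$ to a continuous linear functional on $\mathcal F$ bounded by $C\mathcal E^{1/p}$. Its value at the weak limit $\tilde f$ is nonzero, so $\mathcal E(\tilde f)>0$, and $\tilde f$ is not constant by (a).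

(ii) By the chain rule for $X=H$, \eqref{eq:phibound}, and $\theta(\chi_w)=1$ on $K_w$,
\[
\mathcal E(\psi(\widetilde H_n))=\rho^{-n}\Gamma_{\psi(H_w)}([w])\le2^p\rho^{-n}\lambda_w^{-p}\int_{[w]}|\nabla\psi(H_w)|^p\,d\mu\le2^p\int|\nabla\psi|^p\,d\sigma_n .
\]
Since $\psi$ is Lipschitz, $\psi(\widetilde H_n)\to\psi(\widetilde H)$ in $L^p(m)$; since $|\nabla\psi|^p\in C_c(\mathbb R^2)$, the right side converges to $2^p\int|\nabla\psi|^pD\,dy$. Apply Lemma \ref{lem:lsc}.
\end{proof}

\section{Index one: the contradiction}\label{sec:contra}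

If $\rho>1$, the telescoping series converges at every point, functions in $\mathcal C$ have a uniform modulus of continuity, and the area count of Section \ref{sec:models} can be carried out literally. If $\rho\le1$, this control is lost, but then $p<2$, and the integrability $D\in L^q$ can be played against a capacity estimate.

\subsection{The case $\rho>1$}

For $u\in\mathcal C$, (e) gives $\mathcal E(u\circ F_{[\omega]_k})\le\rho^{-k}\mathcal E(u)$, so Lemma \ref{lem:gap}(ii) gives $\max u-\min u\le C\mathcal E(u)^{1/p}$. Applied to $u\circ F_v$,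
\begin{equation}\label{eq:holder}
\max_{K_v}u-\min_{K_v}u\le C\,\mathcal E(u\circ F_v)^{1/p}\le C\rho^{-|v|/p}\mathcal E(u)^{1/p}.
\end{equation}
Two points of $K$ at distance less than $3^{-k}$ lie in cells $K_v,K_{v'}$ of level $k$ with $v'\in N(v)$, and these intersect. With \eqref{eq:unitenergy}, the sequence $(\widetilde H_n)$ is therefore equicontinuous, and it is bounded because the means vanish. By the Arzel\`a--Ascoli theorem a subsequence converges uniformly, so $\widetilde H$ has a continuous version, with components in $\mathcal C$.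

Let $\sigma'_n=(H_w\circ\pi)_*(\mu_n|_{[w]})$. Then $\sigma'_n\le\sigma_n$ because $\theta(\chi_w)=1$ on $K_w$; the mass of $\sigma_n'$ is $\mu([w])/\mu(\mathcal B_w)\ge\Lambda^{-1}$; and $\sigma'_n$ is carried by $\widetilde H_n(K)$, which lies in a fixed compact set. A vague limit point $\sigma'$ has mass at least $\Lambda^{-1}$ and satisfies $\sigma'\le\sigma=D\,dy$. It is carried by the compact set $\widetilde H(K)$, because every open neighborhood of $\widetilde H(K)$ contains $\widetilde H_n(K)$ for large $n$. So $\widetilde H(K)$ has positive area.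

On the other hand, let $d_v=(\mathcal E(\tilde f\circ F_v)+\mathcal E(\tilde g\circ F_v))^{1/p}$. Then $\sum_{v\in W_k}d_v^p=C\rho^{-k}$ with $C=\mathcal E(\tilde f)+\mathcal E(\tilde g)$, and by \eqref{eq:holder} $\widetilde H(K_v)$ lies in a square of side $Cd_v$. So the area of $\widetilde H(K)$ is at most $C\sum_{v\in W_k}d_v^2$ for every $k$. For $p\ge2$, H\"older's inequality bounds this by $C8^{k(1-2/p)}\rho^{-2k/p}=C(8^{p/2-1}/\rho)^{2k/p}$, which tends to $0$ by Proposition \ref{prop:rho}. For $p<2$ it is at most $C(\sum_vd_v^p)^{2/p}\le C\rho^{-2k/p}\to0$. So the area is zero, a contradiction.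

\subsection{The case $\rho\le1$}

By Proposition \ref{prop:rho}, $8^{p/2-1}<\rho\le1$. Hence $p<2$, $D\in L^q$ with $\frac1q=1-\frac p2$, and we can fix $\gamma$ with
\[
0\le\log_8(1/\rho)<\gamma<1-\frac p2=\frac1q .
\]

\begin{lemma}[capacity estimate]\label{lem:cap}
If $v\in\mathcal F$, $0\le v\le1$ and $v_K\le\frac12$, then $m(v=1)^\gamma\le C_\gamma\mathcal E(v)$.
\end{lemma}

\begin{proof}
Let $\eta=8^{-\gamma}/\rho<1$ and choose $c>0$ with $C_{\rm tel}\sum_{k\ge0}(c\eta^k)^{1/p}<\frac12$. For $m_\Sigma$-a.e.\ $\omega$ with $v(\pi\omega)=1$, Lemma \ref{lem:gap}(ii) gives $\frac12\le C_{\rm tel}\sum_k\mathcal E(v\circ F_{[\omega]_k})^{1/p}$, so $\mathcal E(v\circ F_{[\omega]_k})>c\eta^k$ for some $k$; that is, $\omega$ has a prefix $z$ with $\Gamma_v([z])>c\,8^{-\gamma|z|}$. Let $\mathcal Z$ be the set of words with this property no proper prefix of which has it. Their cylinders are disjoint and cover $\{v\circ\pi=1\}$ up to an $m_\Sigma$-null set. Since $0<\gamma<1$,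
\[
m(v=1)^\gamma\le\Big(\sum_{z\in\mathcal Z}8^{-|z|}\Big)^\gamma\le\sum_{z\in\mathcal Z}8^{-\gamma|z|}\le c^{-1}\sum_{z\in\mathcal Z}\Gamma_v([z])\le c^{-1}\mathcal E(v).\qedhere
\]
\end{proof}

Let $\varpi=\widetilde H_*m$, a probability measure on $\mathbb R^2$. The exponent $q$ is critical for bump functions in the plane: if $u\in C_c^\infty(\mathbb R^2)$ is supported in a set $U$ of area at most $Cr^2$ and $|\nabla u|\le C/r$, then Lemma \ref{lem:limit}(ii), H\"older's inequality and $1-\frac1q=\frac p2$ give
\begin{equation}\label{eq:bump}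
\mathcal E(u(\widetilde H))\le Cr^{-p}\int_UD\,dy\le Cr^{-p}(r^2)^{p/2}\|D\|_{L^q(U)}=C\|D\|_{L^q(U)},
\end{equation}
and the right side tends to $0$ as $r\to0$, uniformly in $U$, by absolute continuity of the integral of $D^q$.

\emph{The measure $\varpi$ has no atoms.} Let $y^*\in\mathbb R^2$ and take smooth $0\le u_r\le1$, equal to $1$ on $B(y^*,r)$, supported in $B(y^*,2r)$, with $|\nabla u_r|\le C/r$. Then $u_r(\widetilde H)\to\mathbf 1_{\{\widetilde H=y^*\}}$ in $L^p(m)$ and $\mathcal E(u_r(\widetilde H))\to0$ by \eqref{eq:bump}. By Lemma \ref{lem:lsc} and (a), the indicator is a.e.\ constant. It is not $1$ by Lemma \ref{lem:limit}(i), so $\varpi(\{y^*\})=0$.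

For $r>0$ consider the squares $Q=r(z+[0,1)^2)$, $z\in\mathbb Z^2$, which partition the plane, and let $Q^*$ be the concentric closed square of side $3r$. \emph{For small $r$, $\varpi(Q^*)\le\frac12$ for all $Q$.} Otherwise there are $r_j\to0$ and squares $Q_j^*$ with $\varpi(Q_j^*)>\frac12$. Any two of them intersect and their diameters tend to $0$, so they converge to a point $y^*$; every disk around $y^*$ contains $Q_j^*$ for large $j$, so $\varpi(\{y^*\})\ge\frac12$, which was excluded.

Take $u_Q\in C_c^\infty(\mathbb R^2)$ with $0\le u_Q\le1$, $u_Q=1$ on $Q$, support in $Q^*$ and $|\nabla u_Q|\le C/r$. For small $r$ the mean of $u_Q(\widetilde H)$ is at most $\varpi(Q^*)\le\frac12$, so Lemma \ref{lem:cap} and \eqref{eq:bump} give $\varpi(Q)\le C\|D\|_{L^q(Q^*)}^{1/\gamma}$. Almost every point of the plane lies in at most nine of the $Q^*$, and $1/\gamma>q$. Therefore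
\[
1=\sum_Q\varpi(Q)\le C\Big(\sup_Q\|D\|_{L^q(Q^*)}\Big)^{1/\gamma-q}\cdot9\,\|D\|_{L^q}^q\longrightarrow0\qquad(r\to0),
\]
a contradiction. In both cases the assumption $\mu(Y)>0$ is impossible, and Proposition \ref{prop:index} is proved.

\section{Proof of the rigidity theorem}\label{sec:rigid}

Let $\mathcal E'$ be as in Theorem \ref{thm:rigid}. Define measures by $\Gamma'_f([w])=\rho^{|w|}\mathcal E'(f\circ F_w)$. The proof of Lemma \ref{lem:gamma} applies: $\Gamma'_f(\Sigma)=\mathcal E'(f)$, $\Gamma'_{af}=|a|^p\Gamma'_f$, and \eqref{eq:scaling}, \eqref{eq:triangle} hold for $\Gamma'$. By (M3), $\Gamma'_f\le C'\Gamma_f$.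

\emph{A reference measure.} The space $\mathcal F$ is separable. Indeed, the adjoint $L^{p'}(m)\to\mathcal F^*$ of the inclusion has separable range, and the range is dense: an element of $\mathcal F^{**}=\mathcal F$ that annihilates it is zero in $L^p(m)$, hence zero. So $\mathcal F^*$ is separable, and then so is $\mathcal F$. By (c) there is a sequence $(f_j)$ in $\mathcal C$ that is dense in $\mathcal F$. Choose $\varepsilon_j>0$ with $\sum_j\varepsilon_j\mathcal E(f_j)<\infty$ and let $\nu=\sum_j\varepsilon_j\Gamma_{f_j}$. By (P1), $\Gamma_f\ll\nu$ for all $f\in\mathcal F$. Let $k_f=d\Gamma_f/d\nu$ and $k'_f=d\Gamma'_f/d\nu\le C'k_f$; then $\sum_j\varepsilon_jk_{f_j}=1$ $\nu$-a.e.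

\begin{lemma}\label{lem:cross}
$k'_fk_g=k'_gk_f$ $\nu$-a.e.\ for all $f,g\in\mathcal C$.
\end{lemma}

\begin{proof}
Both sides vanish where $k_f+k_g=0$. On $\{k_f+k_g>0\}$ the measures $\nu$ and $\mu=\Gamma_f+\Gamma_g=(k_f+k_g)\nu$ have the same null sets. Let $\varphi_\omega$ and $\varphi'_\omega$ be given by Lemma \ref{lem:seminorm} for $X=(f,g)$, $\lambda=\mu$, and the families $\Gamma$ and $\Gamma'$. For a.e.\ $\omega$, $\varphi'_\omega\le C'\varphi_\omega$ on $\mathbb Q^2$, hence on $\mathbb R^2$. By Proposition \ref{prop:index} and \eqref{eq:phibound}, the seminorm $\varphi_\omega^{1/p}$ vanishes exactly on a line, the kernel of a linear form $\ell_\omega\ne0$, and $\varphi'_\omega$ vanishes there too. A seminorm on $\mathbb R^2$ that vanishes on $\ker\ell_\omega$ is a multiple of $|\ell_\omega|$. So $\varphi_\omega=c_1|\ell_\omega|^p$, $\varphi'_\omega=c_2|\ell_\omega|^p$, and $\varphi'_\omega(e_1)\varphi_\omega(e_2)=\varphi'_\omega(e_2)\varphi_\omega(e_1)$. Multiply by $(k_f+k_g)^2$.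
\end{proof}

Let $\Theta$ be a Borel version of $\sum_j\varepsilon_jk'_{f_j}$ with values in $[0,C']$. For $f\in\mathcal C$, Lemma \ref{lem:cross} gives $k'_f=\sum_j\varepsilon_jk'_fk_{f_j}=\sum_j\varepsilon_jk'_{f_j}k_f=\Theta k_f$, that is,
\begin{equation}\label{eq:Theta}
\Gamma'_f=\Theta\,\Gamma_f\qquad(f\in\mathcal C).
\end{equation}

\begin{lemma}\label{lem:Thetainv}
For every $t$, the set $A_t=\{\Theta>t\}$ is invariant.
\end{lemma}

\begin{proof}
Let $f\in\mathcal C$, $i\in S$, and let $B$ be Borel. By \eqref{eq:Theta} for $f$ and for $f\circ F_i$, and by \eqref{eq:scaling} for $\Gamma$ and for $\Gamma'$,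
\[
\rho\int_B\Theta(i\omega)\,d\Gamma_{f\circ F_i}(\omega)=\int_{iB}\Theta\,d\Gamma_f=\Gamma'_f(iB)=\rho\,\Gamma'_{f\circ F_i}(B)=\rho\int_B\Theta\,d\Gamma_{f\circ F_i}.
\]
So $\Theta(i\omega)=\Theta(\omega)$ for $\Gamma_{f\circ F_i}$-a.e.\ $\omega$. Every $g\in\mathcal C$ has the form $f\circ F_i$ with $f\in\mathcal C$: extend $g$ by reflection. With $i=(a,b)$ and $r(s)=1-s$, let $\phi_a(x)=r^{a'-a}(3x-a')$ for $x\in[\frac{a'}3,\frac{a'+1}3]$, $a'=0,1,2$. This is continuous on $[0,1]$, since $r^{k+1}(0)=r^k(1)$. The map $(x,y)\mapsto(\phi_a(x),\phi_b(y))$ equals $R_1^{a'-a}\circ R_2^{b'-b}\circ F_{(a',b')}^{-1}$ on $K_{(a',b')}$, so it maps $K$ continuously to $K$. Let $f$ be $g$ composed with it. Then $f\circ F_{(a',b')}=g\circ R_1^{a'-a}\circ R_2^{b'-b}$, so $f\in\mathcal C$ by gluing and (d), and $f\circ F_i=g$. Hence the Borel set $\{\omega:\Theta(i\omega)\ne\Theta(\omega)\}$, which contains $A_t\triangle i^{-1}A_t$, is $\Gamma_g$-null for $g\in\mathcal C$, and for $g\in\mathcal F$ by (P1).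

For $\Phi\in D_4$ and $f\in\mathcal C$,
\[
\int_B\Theta\circ\Phi\,d\Gamma_{f\circ\Phi}=\int_{\Phi B}\Theta\,d\Gamma_f=\Gamma'_f(\Phi B)=\Gamma'_{f\circ\Phi}(B)=\int_B\Theta\,d\Gamma_{f\circ\Phi}.
\]
As $f\mapsto f\circ\Phi$ maps $\mathcal C$ onto $\mathcal C$, $\{\Theta\circ\Phi\ne\Theta\}$ is $\Gamma_g$-null for all $g\in\mathcal C$, hence for all $g\in\mathcal F$; and $A_t\triangle\Phi A_t\subset\{\Theta\circ\Phi^{-1}\ne\Theta\}$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:rigid}]
Let $c=\inf\{t\ge0:\Gamma_f(A_t)=0\text{ for all }f\in\mathcal F\}$; since $A_{C'}=\emptyset$, $c\in[0,C']$. The sets $A_t$ decrease in $t$, so $\Gamma_f(\Theta>t)=0$ for all $f$ and all $t>c$. For $0\le t<c$, Lemma \ref{lem:Thetainv} and Proposition \ref{prop:01} give $\Gamma_f(\Theta\le t)=0$ for all $f$. Hence $\Theta=c$ $\Gamma_f$-a.e.\ for every $f\in\mathcal F$, and \eqref{eq:Theta} gives $\mathcal E'(f)=c\,\mathcal E(f)$ for $f\in\mathcal C$. Both $(\mathcal E')^{1/p}$ and $\mathcal E^{1/p}$ are continuous seminorms on $\mathcal F$ and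 $\mathcal C$ is dense, so $\mathcal E'=c\,\mathcal E$ on $\mathcal F$.
\end{proof}

\section{The linear derivative}\label{sec:deriv}

Index one says that at almost every point all differentials lie on one line. To obtain a linear derivative it remains to choose a measurable basis vector on that line and to record signed coordinates.

\begin{proof}[Proof of Theorem \ref{thm:deriv}]
Let $V=\{f_j\}\subset\mathcal C$ be a countable vector space over $\mathbb Q$ that is dense in $\mathcal F$ (the $\mathbb Q$-span of a countable dense subset of $\mathcal C$), and let $\nu$ and $k_f$ be built from it as in Section \ref{sec:rigid}. Since $\sum_j\varepsilon_jk_{f_j}=1$, for $\nu$-a.e.\ $\omega$ there is a first index $j(\omega)$ with $k_{f_{j(\omega)}}(\omega)>0$. We work on one of the countably many Borel sets $\Sigma_j=\{j(\cdot)=j\}$.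

For $f\in V$ let $\varphi^f_\omega$ be the infinitesimal energy of $(f,f_j)$ with respect to $\nu$. It equals $k_f+k_{f_j}$ times the infinitesimal energy with respect to $\Gamma_f+\Gamma_{f_j}$, and $k_f+k_{f_j}>0$ on $\Sigma_j$. So by Proposition \ref{prop:index}, for $\nu$-a.e.\ $\omega\in\Sigma_j$ the seminorm $(\varphi^f_\omega)^{1/p}$ has a nontrivial kernel, while $\varphi^f_\omega(0,1)=k_{f_j}>0$. The kernel is a line that does not contain $(0,1)$, so it contains a unique vector $(1,-s_f(\omega))$. Writing $(1,-r)=(1,-s_f)+(0,s_f-r)$ gives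
\begin{equation}\label{eq:sf}
\varphi_\omega^f(1,-r)=|s_f-r|^p\,k_{f_j}\qquad(r\in\mathbb R).
\end{equation}
With $r=0$ and $r=1$, $|s_f|$ and $|s_f-1|$ are measurable, and so is $s_f=\frac12(|s_f|^2-|s_f-1|^2+1)$.

Let $f,g\in V$ and let $\varphi_\omega$ be the infinitesimal energy of $(f,g,f_j)$ with respect to $\nu$. By the compatibility rules, for a.e.\ $\omega$ and all $x,y\in\mathbb R$ we have $\varphi_\omega(x,0,y)=\varphi_\omega^f(x,y)$, $\varphi_\omega(0,x,y)=\varphi^g_\omega(x,y)$ and $\varphi_\omega(x,x,y)=\varphi_\omega^{f+g}(x,y)$. So $\varphi_\omega$ vanishes at $(1,0,-s_f)$ and $(0,1,-s_g)$, hence at their sum, and $s_{f+g}=s_f+s_g$ a.e.\ by uniqueness. For $a\in\mathbb Q$, $\varphi_\omega^{af}(1,-as_f)=\varphi^f_\omega(a,-as_f)=0$, so $s_{af}=as_f$ a.e.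

Put $\partial f=s_f\,k_{f_j}^{1/p}$ on $\Sigma_j$. Then $\partial$ is $\mathbb Q$-linear on $V$, and \eqref{eq:sf} with $r=0$ gives $|\partial f|^p=\varphi^f_\omega(1,0)=k_f$. Thus $\int_B|\partial f|^p\,d\nu=\Gamma_f(B)$ for Borel $B$, and in particular $\|\partial f\|_{L^p(\nu)}=\mathcal E(f)^{1/p}\le\|f\|_{\mathcal F}$. So $\partial$ is $1$-Lipschitz on $V$ and extends to a continuous map $\mathcal F\to L^p(\nu)$, which is additive and $\mathbb Q$-homogeneous, hence linear, and the identity $\mathcal E(f)=\int|\partial f|^p\,d\nu$ extends to $\mathcal F$ by continuity.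
\end{proof}

\begin{thebibliography}{9}

\bibitem{MS}
Mathav Murugan and Ryosuke Shimizu,
\emph{First-order Sobolev spaces, self-similar energies and energy measures on the Sierpi\'{n}ski carpet},
arXiv:2308.06232 (2023).

\end{thebibliography}
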